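\title{Orbit growth of $\omega$-categorical structures that are not interpretable in $(\mathbb{Q};<)$}

\begin{abstract}
For a countable structure $\mathfrak A$ let $u_n(\mathfrak A)$ be the number of orbits of $\operatorname{Aut}(\mathfrak A)$ on $n$-element subsets. Let $\mathfrak S$ be the betweenness reduct of the dense local order; it has $u_n(\mathfrak S)\sim 2^{n-2}/n$. We prove the conjecture that every $\omega$-categorical structure $\mathfrak A$ that is not first-order interpretable in $(\mathbb Q;<)$ satisfies $u_n(\mathfrak A)\ge u_n(\mathfrak S)$ for all large $n$. We also show that every infinite $\omega$-categorical structure that does not satisfy this bound has growth rate $\lim u_n^{1/n}$ equal to the positive root of $x^s=x^{s-1}+\dots+x+1$ for some $s$, and that exactly two structures that are not interpretable in $(\mathbb Q;<)$ attain the bound infinitely often. The proof glues the definable linear orders of a slowly growing structure into a $1$-manifold on which the automorphism group acts.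
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Throughout, structures are countable and relational, and a structure and its domain have the same name. A structure is \emph{$\omega$-categorical} if its first-order theory has a unique countable model up to isomorphism. For $n\ge1$ let $u_n(\mathfrak A)$ be the number of orbits of $\operatorname{Aut}(\mathfrak A)$ on the $n$-element subsets of $\mathfrak A$. For an $\omega$-categorical structure all these numbers are finite, and the sequence $u_1,u_2,\dots$ measures how many different shapes finite subsets can take.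

A structure $\mathfrak B$ is \emph{interpretable} in $\mathfrak C$ if for some $d\ge1$ there are a set $D\subseteq\mathfrak C^d$ and a surjection $D\to\mathfrak B$ such that $D$, the kernel of the surjection, and the preimages of all relations of $\mathfrak B$ are first-order definable in $\mathfrak C$ without parameters. Interpretations compose: if $\mathfrak A$ is interpretable in $\mathfrak B$ and $\mathfrak B$ in $\mathfrak C$, then $\mathfrak A$ is interpretable in $\mathfrak C$.

The order $(\mathbb Q;<)$ has $u_n=1$ for all $n$, and one may ask how slowly $u_n$ can grow for a structure that cannot be built from it by an interpretation. The candidate for the slowest growth is the following. Let $\mathbb S$ be a countable dense subset of the unit circle that contains no two antipodal points, and for distinct $x,y\in\mathbb S$ let $x\prec y$ hold if the counterclockwise angle from $x$ to $y$ is less than $\pi$. The tournament $S(2)=(\mathbb S;\prec)$ is the \emph{dense local order}. Put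
\[
\operatorname{Betw}=\{(x,y,z)\in\mathbb S^3:\ x\prec y\prec z\ \text{ or }\ z\prec y\prec x\},\qquad \mathfrak S=(\mathbb S;\operatorname{Betw}).
\]
It is known that $\mathfrak S$ is $\omega$-categorical and not interpretable in $(\mathbb Q;<)$. The conjecture that we prove, posed in \cite{BBM}, says that $\mathfrak S$ is eventually the slowest such structure.

\begin{theorem}\label{thm:A}
If $\mathfrak A$ is $\omega$-categorical and not interpretable in $(\mathbb Q;<)$, then $u_n(\mathfrak A)\ge u_n(\mathfrak S)$ for all sufficiently large $n$.
\end{theorem}

The method also describes what happens below the bound and at the bound. With $\varphi$ denoting Euler's function, put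
\begin{equation}\label{eq:an}
a_n=\frac1{4n}\Bigl(\sum_{d\mid n,\ d\text{ odd}}\varphi(d)\,2^{n/d}+n\,2^{\lfloor (n+1)/2\rfloor}\Bigr)\ \sim\ \frac{2^{n-2}}{n}.
\end{equation}
For $s\ge1$ let $\phi_s$ be the positive root of $x^s=x^{s-1}+\dots+x+1$, that is, of $\sum_{j=1}^s x^{-j}=1$. The left side of the last equation decreases in $x$, equals $s\ge 1$ at $x=1$ and is less than $1$ at $x=2$; so $1\le\phi_s<2$, and $\phi_1=1$. Finally, let $\mathbb P$ be a countable dense subset of the unit circle that is partitioned into two dense subsets, let $E$ be the equivalence relation with these two classes, and let $\operatorname{Sep}(x,y,z,w)$ hold if the four points are distinct and $z,w$ lie in different components of the circle minus $\{x,y\}$. The structure $\mathfrak D=(\mathbb P;\operatorname{Sep},E)$ is unique up to isomorphism by a back-and-forth argument.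

\begin{theorem}\label{thm:B}
We have $u_n(\mathfrak S)=a_n$ for all $n$. Let $\mathfrak A$ be an infinite $\omega$-categorical structure.
\begin{enumerate}
\item[(1)] Exactly one of the following holds: $(\alpha)$ $\mathfrak A$ is interpretable in $(\mathbb Q;<)$ and $\lim_n u_n(\mathfrak A)^{1/n}=\phi_s$ for some $s\ge1$; $(\beta)$ $u_n(\mathfrak A)\ge u_n(\mathfrak S)$ for all sufficiently large $n$.
\item[(2)] If $\mathfrak A$ is not interpretable in $(\mathbb Q;<)$ and $u_n(\mathfrak A)=u_n(\mathfrak S)$ for infinitely many $n$, then up to isomorphism and first-order interdefinability $\mathfrak A$ is $\mathfrak S$ or $\mathfrak D$. Neither of these is interpretable in $(\mathbb Q;<)$, and $u_n(\mathfrak D)=u_n(\mathfrak S)$ holds exactly for odd $n$.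
\end{enumerate}
\end{theorem}

The proofs quote three published theorems, stated in Section~\ref{sec:quoted}. That $\mathfrak S$ is not interpretable in $(\mathbb Q;<)$ is used only to show the same for $\mathfrak D$ and for example (c) below.

\begin{remark}
``Sufficiently large'' cannot be made uniform in $\mathfrak A$. The generic $k$-uniform hypergraph has the independence property (Section~\ref{sec:quoted}), which $(\mathbb Q;<)$ and the structures interpretable in it lack; yet it has $u_n=1<a_n$ for $3\le n<k$, because $a_3=2$ and $u_n(\mathfrak S)$ is nondecreasing.
\end{remark}

\subsection{Where the bound comes from}\label{sec:examples}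

Three ways of thickening $(\mathbb Q;<)$ explain both theorems. A \emph{composition} of $n$ is a sequence of positive integers, its \emph{parts}, with sum $n$; there are $2^{n-1}$ of them.
\begin{enumerate}
\item[(a)] Replace each rational by a block of $s$ indistinguishable points: take $\mathbb Q\times\{1,\dots,s\}$ and compare first coordinates. An $n$-set is determined up to automorphism by the sizes of its intersections with the blocks, read from left to right. So $u_n$ is the number of compositions of $n$ with parts at most $s$, which grows like $\phi_s^n$; for $s=2$ these are Fibonacci numbers.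
\item[(b)] Take infinite blocks. Then $u_n=2^{n-1}$.
\item[(c)] Color $\mathbb Q$ with two dense colors: $(\mathbb Q;<,P)$ with $P$ and its complement dense. An $n$-set is determined by its color word, so $u_n=2^n$.
\end{enumerate}
The structures (a) and (b) are interpretable in $(\mathbb Q;<)$ by Lemma~\ref{lem:gamma}(b), applied to the actions of $\operatorname{Aut}(\mathbb Q;<)$ on $\mathbb Q\times\{1,\dots,s\}$ and on $\mathbb Q\times\mathbb Q$. The structure (c) is not, since $\mathfrak S$ is definable in it (Proposition~\ref{prop:D}(b)). To make (c) smaller one enlarges its group: reverse the order, exchange the colors, and close the line up to a circle. The $2^n$ words are then counted modulo a group of order $4n$, and one expects about $2^n/4n$ orbits. But the two-colored line can be closed up in two ways. Closing it up directly gives $\mathfrak D$. Closing it up with a twist, so that the colors are exchanged after one turn, gives $\mathfrak S$: the circle is the unit circle modulo $\pm1$, and on a short arc of it the color of $x\in\mathbb S$ records which of the two lifts of the arc contains $x$. The twist is an advantage already for $n=2$: two points of $\mathfrak D$ are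 $E$-equivalent or not, while all pairs of points of $\mathfrak S$ are alike. Theorem~\ref{thm:A} says that nothing is smaller than the twisted circle.

\subsection{Outline of the proof}

Suppose $u_n(\mathfrak A)<a_n$ infinitely often. Then $\liminf u_n(\mathfrak A)^{1/n}\le2$, and we call such structures \emph{slow}. If $\mathfrak A$ is stable, two of the quoted theorems give an interpretation in $(\mathbb Q;<)$. Otherwise the third gives a linear order defined with parameters, which we normalize to a \emph{chart}: a linearly ordered family of blocks with no invariant convex coarsening (Section~\ref{sec:charts}). Finite sets can be stacked along a chart like letters in a word, and slowness bounds the alphabet: if there are $g_k$ letters of weight $k$, then $\sum_kg_k2^{-k}\le1$. This inequality leaves three types of charts, which look like (a), (b), (c). The same counting shows that charts of the highest type present overlap in intervals and do not branch (Sections~\ref{sec:good} and~\ref{sec:overlap}), so they glue to a Hausdorff $1$-manifold with an action of the whole group, with no parameters left (Section~\ref{sec:manifold}). Every component is a line or a circle, so the group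 can identify words only by rotation, reversal and exchange of colors; for charts like (b) and (c) this gives $u_n\ge a_n$ for all large $n$ (Section~\ref{sec:lower}). For charts like (a) we construct an interpretation in $(\mathbb Q;<)$ (Section~\ref{sec:kind1}). Sections~\ref{sec:proofA}--\ref{sec:extremal} finish the proofs.

\section{Preliminaries}\label{sec:prelim}

\subsection{Automorphism groups and linear orders}

Let $\mathfrak A$ be an infinite structure and $G=\operatorname{Aut}(\mathfrak A)$. For finite $A\subset\mathfrak A$ let $G_A$ be the pointwise stabilizer of $A$. By the theorem of Engeler, Ryll-Nardzewski and Svenonius, $\mathfrak A$ is $\omega$-categorical if and only if $G$ has finitely many orbits on $\mathfrak A^m$ for each $m$. In that case each $G_A$ has finitely many orbits on each $\mathfrak A^m$, and a relation is definable with parameters from $A$ if and only if it is $G_A$-invariant. In particular, two $\omega$-categorical structures on the same domain are interdefinable if and only if they have the same automorphism group. The group $G$ is closed in the topology of pointwise convergence: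
\begin{equation}\label{eq:closed}
f\in\operatorname{Sym}(\mathfrak A)\text{ lies in }G\text{ if for every finite tuple }\bar x\text{ some }g\in G\text{ has }g\bar x=f\bar x.
\end{equation}
A subgroup of $G$ is open if and only if it contains some $G_A$. A closed subgroup of finite index in an open subgroup is open, since its complement there is a finite union of closed cosets. We use that $u_n(\mathfrak A)\le u_{n+1}(\mathfrak A)$ for every infinite structure $\mathfrak A$ \cite{Cameron}.

For a dense linear order $W$ without endpoints, $\overline W\supseteq W$ denotes its Dedekind completion without $\pm\infty$. If $W$ is countable, then $W\cong\mathbb Q$ and $\overline W\cong\mathbb R$. Automorphisms of $W$ extend uniquely to $\overline W$. A group of automorphisms of $W$ that preserves a nonempty set $K$ bounded above (below) fixes $\sup K$ ($\inf K$) in $\overline W$. An equivalence relation on a linear order is \emph{convex} if its classes are convex sets. A finite linear order has no nontrivial automorphism; we use this often in the form that an order-preserving map that preserves a finite set fixes it pointwise.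

\subsection{Three theorems on stability}\label{sec:quoted}

Let $\psi(\bar x;\bar y)$ be a formula and $\mathfrak B$ a structure. Then $\psi$ has the \emph{order property} if for every $n$ there are tuples $\bar a_1,\dots,\bar a_n,\bar b_1,\dots,\bar b_n$ in $\mathfrak B$ with $\psi(\bar a_i;\bar b_j)\Leftrightarrow i<j$, and the \emph{independence property} if for every $n$ there are $\bar a_1,\dots,\bar a_n$ and $\bar b_J$ for $J\subseteq\{1,\dots,n\}$ with $\psi(\bar a_i;\bar b_J)\Leftrightarrow i\in J$. The structure (or its theory) is \emph{stable} if no formula has the order property, \emph{NIP} if no formula has the independence property, and \emph{monadically stable} if every expansion of a model of its theory by unary relations is stable. A structure interpretable in an NIP structure is NIP.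

\begin{theorem}[Simon \cite{Simon}]\label{thm:simon}
An $\omega$-categorical structure whose theory is NIP and unstable interprets, with finitely many parameters, an infinite linear order.
\end{theorem}

\begin{theorem}[Braunfeld \cite{Braunfeld}]\label{thm:braunfeld}
If $\mathfrak B$ is $\omega$-categorical and stable but not monadically stable, then $c^n=o(u_n(\mathfrak B))$ for every $c$.
\end{theorem}

The disjoint union $\mathfrak B_1\sqcup\mathfrak B_2$ is the structure on the disjoint union of the domains with automorphism group $\operatorname{Aut}(\mathfrak B_1)\times\operatorname{Aut}(\mathfrak B_2)$. The structure $\omega\cdot\mathfrak B$ of \emph{infinitely many copies} of $\mathfrak B$ has domain $\omega\times\mathfrak B$ and group $\operatorname{Aut}(\mathfrak B)\wr\operatorname{Sym}(\omega)$: one may permute the copies and act on each copy independently.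

\begin{theorem}[Bodor \cite{Bodor}]\label{thm:bodor}
The class of $\omega$-categorical monadically stable structures is the smallest class that contains the one-element structure and is closed under isomorphisms, finite disjoint unions, infinite copies and finite index first-order reducts.
\end{theorem}

About reducts we need only that a first-order reduct has the same domain and a larger automorphism group. Monadic stability serves only as the link between Theorems~\ref{thm:braunfeld} and~\ref{thm:bodor}.

\subsection{Interpretations from actions of $\operatorname{Aut}(\mathbb Q;<)$}

Let $\Gamma=\operatorname{Aut}(\mathbb Q;<)$. All interpretations in this paper come from actions of $\Gamma$. A countable $\Gamma$-set is \emph{admissible} if its point stabilizers are open (each contains $\Gamma_F$ for some finite $F\subset\mathbb Q$) and it has finitely many orbits.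

\begin{lemma}\label{lem:gamma}
\begin{enumerate}
\item[(a)] The disjoint union and the product, with the diagonal action, of two admissible $\Gamma$-sets are admissible.
\item[(b)] If $\Gamma$ acts by automorphisms on $\mathfrak B$ and the domain is admissible, then $\mathfrak B$ is interpretable in $(\mathbb Q;<)$.
\item[(c)] An open subgroup $V\le\Gamma$ has no proper open subgroup of finite index. Hence every action of $V$ on a finite set with open point stabilizers is trivial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Only products need an argument, and we may take single orbits $X=\Gamma x$, $Y=\Gamma y$ with $\Gamma_F$ fixing $x$ and $\Gamma_{F'}$ fixing $y$. Stabilizers in $X\times Y$ are intersections of two open subgroups. Moreover $X$ is an equivariant image of the set of increasing $|F|$-tuples of rationals, and $Y$ of the increasing $|F'|$-tuples, so $X\times Y$ is an equivariant image of a subset of $\mathbb Q^{|F|+|F'|}$ and has finitely many orbits.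

(b) Let $x_1,\dots,x_r$ represent the orbits. Choose finite nonempty sets $F_i$ such that $\Gamma_{F_i}$ fixes $x_i$ and $|F_1|<\dots<|F_r|=d$. Let $\bar q_i\in\mathbb Q^d$ list $F_i$ increasingly, with the last entry repeated. The orbits $\Gamma\bar q_i$ are distinct, since the tuples have different numbers of distinct entries, and $\bar q_i$ has stabilizer $\Gamma_{F_i}$. So $\gamma\bar q_i\mapsto\gamma x_i$ is a well-defined equivariant surjection from $D=\bigcup_i\Gamma\bar q_i$ onto $\mathfrak B$. The set $D$ and the preimages of equality and of the relations of $\mathfrak B$ are $\Gamma$-invariant, hence definable in $(\mathbb Q;<)$.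

(c) We first show that $H=\langle\Gamma_F,\Gamma_{F'}\rangle$ contains $\Gamma_{F\cap F'}$. Let $f\in F\setminus F'$ and $F_1=F\setminus\{f\}$, and let $I$ be the interval of $\mathbb Q\setminus F_1$ that contains $f$. The group $\Gamma_{F_1}$ is transitive on $I$ and on the $2$-subsets of $I$, so it preserves no nontrivial equivalence relation on $I$, and the point stabilizer $\Gamma_F$ is a maximal subgroup of $\Gamma_{F_1}$. Some element of $\Gamma_{F_1\cup F'}\le H\cap\Gamma_{F_1}$ moves $f$. Hence $\Gamma_{F_1}\le H$, and we iterate with $F_1$ in place of $F$.

Now let $R\le V$ be open of finite index. The intersection of the finitely many $V$-conjugates of $R$ is again open of finite index, so we may assume that $R$ is normal in $V$. Take $F$ of minimal size with $\Gamma_F\le R$. For $v\in V$ we have $\Gamma_{vF}=v\Gamma_Fv^{-1}\le R$, so $\Gamma_{F\cap vF}\le R$, so $vF=F$ by minimality. As $v$ preserves the order, $v\in\Gamma_F\le R$. Thus $R=V$.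
\end{proof}

\begin{lemma}\label{lem:monstable}
Every finite structure and every $\omega$-categorical monadically stable structure carries a $\Gamma$-action by automorphisms with admissible domain, and is therefore interpretable in $(\mathbb Q;<)$.
\end{lemma}

\begin{proof}
On a finite structure take the trivial action. The class of structures with such an action contains the one-element structure and is closed under isomorphisms, reducts (keep the action), finite disjoint unions, and infinite copies (index the copies by $\mathbb Q$ and act diagonally on $\mathbb Q\times\mathfrak B$, using Lemma~\ref{lem:gamma}(a)). Apply Theorem~\ref{thm:bodor} and Lemma~\ref{lem:gamma}(b).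
\end{proof}

\section{The two extremal structures}\label{sec:count}

Let $D_m$ be the group of pairs $(\varepsilon,c)\in\{\pm1\}\times\mathbb Z_m$, of order $2m$, acting on $\mathbb Z_m$ by $i\mapsto\varepsilon i+c$. Two sets of cyclic words will occur. The \emph{twisted words}
\[
\mathcal X_n=\{f:\mathbb Z_{2n}\to\{0,1\}\ :\ f(i+n)=1-f(i)\text{ for all }i\}
\]
carry an action of $D_{2n}$; the \emph{plain words} $\{0,1\}^{\mathbb Z_n}$ carry an action of $D_n\times\mathbb Z_2$, where $\mathbb Z_2$ exchanges $0$ and $1$. Both sets have $2^n$ elements and both groups have order $4n$. Let $b_n$ be the number of orbits on plain words.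

\begin{lemma}\label{lem:numbers}
\begin{enumerate}
\item[(a)] $D_{2n}$ has exactly $a_n$ orbits on $\mathcal X_n$.
\item[(b)] $b_n=a_n$ for odd $n$, and $b_n>a_n$ for even $n$.
\item[(c)] $2^n/4n\le a_n\le 2^n$ for all $n$, and $a_n<(2^n-1)/2n$ for all large $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use the Cauchy--Frobenius lemma: the number of orbits of a finite group on a finite set is the average number of fixed points of its elements.

(a) Consider the rotation by $c$ and put $e=\gcd(c,2n)$, $d=2n/e$. A fixed $f$ is $e$-periodic. If $d$ is even, then $e\mid n$ and $f(i+n)=f(i)$, so no $f$ is fixed. If $d$ is odd, then $d\mid n$, $e$ is even and $n=de/2\equiv e/2\pmod e$, so $f$ is free on $e/2=n/d$ positions and there are $2^{n/d}$ fixed words. Each odd $d\mid n$ is the order of $\varphi(d)$ rotations. Now consider the reflection $\rho:i\mapsto c-i$. A fixed $f$ satisfies $f(c+n-i)=1-f(i)$. If $c+n$ is even, then $i=(c+n)/2$ gives a contradiction. If $c+n$ is odd, which holds for $n$ values of $c$, then neither $i\mapsto i+n$ nor $i\mapsto c+n-i$ has a fixed point, so $f$ can be prescribed arbitrarily at one point of each orbit of the four-group generated by $\rho$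 and $i\mapsto i+n$. For even $n$, $c$ is odd, $\rho$ has no fixed point and there are $2n/4=n/2$ orbits. For odd $n$, $c$ is even, the two fixed points $c/2$ and $c/2+n$ of $\rho$ form one orbit, and there are $1+(2n-2)/4=(n+1)/2$ orbits. Summing up gives \eqref{eq:an}.

(b) An element of $D_n$ fixes $2^{\gamma}$ words, where $\gamma$ is its number of cycles on $\mathbb Z_n$; combined with the exchange it fixes $2^\gamma$ words if all cycles have even length and none otherwise. So rotations contribute $\sum_{d\mid n}\varphi(d)2^{n/d}$ and rotations with exchange $\sum_{d\mid n,\,d\text{ even}}\varphi(d)2^{n/d}$. For odd $n$ each reflection has one fixed point and $(n+1)/2$ cycles; reflections contribute $n2^{(n+1)/2}$ and reflections with exchange $0$, so $b_n=a_n$. For even $n$ half of the reflections have two fixed points and $n/2+1$ cycles and half have $n/2$ cycles of length $2$; reflections contribute $\frac n2(2^{n/2+1}+2^{n/2})$ and reflections with exchange $\frac n22^{n/2}$, in total $2n2^{n/2}$. Thus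
\[
4n(b_n-a_n)=2\sum_{d\mid n,\ d\text{ even}}\varphi(d)2^{n/d}+n2^{n/2}>0 .
\]

(c) The first bounds follow from (a) and $|\mathcal X_n|=2^n$. Since $\sum_{d\mid n}\varphi(d)=n$, we have $4na_n\le2^n+n2^{n/3}+n2^{(n+1)/2}$, which is less than $2(2^n-1)$ for large $n$.
\end{proof}

For $S\subset\mathbb S$ with $|S|=n$ list $S\cup-S$ counterclockwise as $z_0,\dots,z_{2n-1}$. Then $-z_i=z_{i+n}$. Let $f_S(i)=1$ if $z_i\in S$ and $f_S(i)=0$ otherwise; $f_S\in\mathcal X_n$ is well defined up to rotation. Figure~\ref{fig:three} shows the case $n=3$: the eight twisted words are the six rotations of $111000$ and the two rotations of $101010$, in accordance with $a_3=(8+4+12)/12=2$.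

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw (0,0) circle (1);
\foreach \x in {20,70,130} \draw[dotted] (\x:1)--({\x+180}:1);
\foreach \x in {20,70,130} \fill (\x:1) circle (2.3pt);
\foreach \x in {200,250,310} \filldraw[fill=white] (\x:1) circle (2.3pt);
\foreach \x/\n in {20/0,70/1,130/2,200/3,250/4,310/5} \node at (\x:1.3) {$z_{\n}$};
\node at (0,-1.8) {$f_S=111000$};
\end{scope}
\begin{scope}[xshift=4.5cm]
\draw (0,0) circle (1);
\foreach \x in {20,70,130} \draw[dotted] (\x:1)--({\x+180}:1);
\foreach \x in {20,130,250} \fill (\x:1) circle (2.3pt);
\foreach \x in {70,200,310} \filldraw[fill=white] (\x:1) circle (2.3pt);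
\foreach \x/\n in {20/0,70/1,130/2,200/3,250/4,310/5} \node at (\x:1.3) {$z_{\n}$};
\node at (0,-1.8) {$f_S=101010$};
\end{scope}
\end{tikzpicture}
\caption{The two orbits of $3$-element subsets $S$ of $\mathfrak S$. Points of $S$ are black, their antipodes are white, and the twisted word $f_S$ records the black positions counterclockwise. Left: $S$ lies in a half-circle. Right: $\prec$ is a $3$-cycle on $S$.}
\label{fig:three}
\end{figure}

\begin{proposition}\label{prop:S}
The group $\operatorname{Aut}(\mathfrak S)$ consists of the restrictions to $\mathbb S$ of the homeomorphisms of the circle that commute with $-1$ and preserve $\mathbb S$. The isomorphism types of $S(2)$ and $\mathfrak S$ do not depend on the choice of $\mathbb S$, and $u_n(\mathfrak S)=a_n$.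
\end{proposition}

\begin{proof}
Put $\mathbb S^\pm=\mathbb S\cup-\mathbb S$ and extend $\prec$ to all pairs of distinct non-antipodal points of the circle by the same definition. For such a pair,
\begin{equation}\label{eq:prec}
x\prec y\iff(x,y,-x)\text{ is counterclockwise}\iff -y\prec x\iff -x\prec-y .
\end{equation}
A homeomorphism of the circle preserves or reverses the cyclic order. If it commutes with $-1$, then by \eqref{eq:prec} it preserves or reverses $\prec$; if it also preserves $\mathbb S$, it induces an automorphism of $\mathfrak S$.

\emph{Equivalent words give equivalent sets.} Let $\mathbb S'$ be a second set like $\mathbb S$, let $S\subset\mathbb S$ and $S'\subset\mathbb S'$ be $n$-sets with lists $(z_i)$, $(z_i')$, and suppose $f_S(i)=f_{S'}(\varepsilon i+c)$ for all $i$. The map $z_i\mapsto z'_{\varepsilon i+c}$ commutes with $-1$ and maps $S$ onto $S'$. A point $x\in\mathbb S\setminus S$ is not in $-S$, so it lies in the open counterclockwise arc from some $z_i$ to $z_{i+1}$. By density choose $x'\in\mathbb S'$ in the open arc from $z'_{\varepsilon i+c}$ to $z'_{\varepsilon(i+1)+c}$, taken counterclockwise if $\varepsilon=1$ and clockwise if $\varepsilon=-1$.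 Then $-x$ and $-x'$ lie in the corresponding arcs with index $i+n$, so extending by $x\mapsto x'$, $-x\mapsto-x'$ gives a map of the same form, with the same $\varepsilon$, for $S\cup\{x\}$ and $S'\cup\{x'\}$. Going back and forth we obtain a bijection $\mathbb S^\pm\to\mathbb S'^\pm$ that maps $\mathbb S$ onto $\mathbb S'$, commutes with $-1$, and preserves ($\varepsilon=1$) or reverses ($\varepsilon=-1$) the cyclic order. It extends to a homeomorphism of the circle because both sets are dense. With $n=1$, $\varepsilon=1$ this proves independence of $\mathbb S$; with $\mathbb S'=\mathbb S$ it shows that $S,S'$ lie in one orbit of $\operatorname{Aut}(\mathfrak S)$.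

\emph{Automorphisms come from the circle.} Let $g\in\operatorname{Aut}(\mathfrak S)$. For $y\in\mathbb S$, two points $x,x'\ne y$ lie on different sides of the partition $\{x:x\prec y\}$, $\{x:y\prec x\}$ if and only if $\operatorname{Betw}(x,y,x')$. So $g$ maps the partition at $y$ to the partition at $gy$: either $g$ preserves $\prec$ on all pairs containing $y$, or it reverses $\prec$ on all of them. The pair $\{x,y\}$ contains both $x$ and $y$, so the alternative is the same at all points, and $g$ preserves or reverses $\prec$ on $\mathbb S$. Put $g(-x)=-g(x)$. By \eqref{eq:prec}, $g$ preserves or reverses $\prec$ on the non-antipodal pairs of $\mathbb S^\pm$. It remains to recover the cyclic order from $\prec$ and $-1$. For three distinct points $x,y,z$ the counterclockwise angles from $x$ to $y$, $y$ to $z$, $z$ to $x$ sum to $2\pi$ if $(x,y,z)$ is counterclockwise and to $4\pi$ otherwise; in the first case at most one of them exceeds $\pi$, in the second at most one is below $\pi$. So if no two of the points are antipodal, the triple is counterclockwise if and only if at least two of $x\prec y$, $y\prec z$, $z\prec x$ hold. A triple with an antipodal pair is a rotation of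 some $(x,y,-x)$ and is covered by \eqref{eq:prec}. Hence $g$ preserves or reverses the cyclic order on $\mathbb S^\pm$ and extends to a homeomorphism commuting with $-1$. In particular, if $gS=S'$ then $f_S$ and $f_{S'}$ are $D_{2n}$-equivalent.

Every $f\in\mathcal X_n$ occurs: take $2n$ small disjoint arcs, in counterclockwise order and symmetric under $-1$, and pick a point of $\mathbb S$ in the $i$-th arc whenever $f(i)=1$. By Lemma~\ref{lem:numbers}(a), $u_n(\mathfrak S)=a_n$.
\end{proof}

\begin{proposition}\label{prop:D}
\begin{enumerate}
\item[(a)] The group $\operatorname{Aut}(\mathfrak D)$ consists of the restrictions to $\mathbb P$ of the homeomorphisms of the circle that preserve $\mathbb P$ and preserve or exchange the two classes, and $u_n(\mathfrak D)=b_n$.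
\item[(b)] Let $(L;<)$ be a countable dense linear order without endpoints and $E$ an equivalence relation on $L$ with two dense classes. Let $x\prec y$ hold if either $x<y$ and $xEy$, or $y<x$ and not $xEy$. Then $(L;\prec)\cong S(2)$.
\item[(c)] $\mathfrak D$ is not interpretable in $(\mathbb Q;<)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Such restrictions are automorphisms. Conversely let $g$ preserve $\operatorname{Sep}$. Among four points $x_0,\dots,x_3$ in counterclockwise order, the pairs $\{x_0,x_2\}$, $\{x_1,x_3\}$ are the ones that separate each other, and the eight bijections of $\mathbb Z_4$ that preserve this pairing are the elements of $D_4$. So on each $4$-set $g$ preserves the orientation of all triples or reverses it on all triples. Any triple can be changed into any other by replacing one point at a time, each step inside a $4$-set; hence $g$ preserves or reverses the cyclic order and extends to the circle. Reading the classes of the points of an $n$-set counterclockwise gives a plain word, all plain words occur by density, and automorphisms change it by an element of $D_n\times\mathbb Z_2$. Conversely, a bijection between $n$-sets given by an element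 of $D_n\times\mathbb Z_2$ extends back and forth, as in the proof of Proposition~\ref{prop:S}, because every arc meets both classes.

(b) Identify $L$ with a dense subset of $(0,\pi)$ and send $\theta$ to $e^{i\theta}$ for $\theta$ in one class and to $-e^{i\theta}$ for $\theta$ in the other. The image is countable, dense in the circle, and has no antipodal pair. For $\theta<\theta'$ the counterclockwise angle from the image of $\theta$ to that of $\theta'$ is $\theta'-\theta<\pi$ if $\theta E\theta'$ and $\pi+\theta'-\theta>\pi$ otherwise.

(c) Fix distinct $p,q,r\in\mathbb P$. The set $L=\{x:\operatorname{Sep}(p,q,x,r)\}$ is the trace of the arc between $p$ and $q$ that avoids $r$, and $x<y\Leftrightarrow\operatorname{Sep}(p,y,x,q)$ is its order from $p$ to $q$. By (b), a copy of $\mathfrak S$ is definable in $\mathfrak D$ with parameters $p,q,r$. If $\mathfrak D$ were interpretable in $(\mathbb Q;<)$, then $\mathfrak S$ would be interpretable in $(\mathbb Q;<,c_1,\dots,c_k)$, where $c_1<\dots<c_k$ are the entries of tuples representing $p,q,r$, named by unary relations. This structure is interpretable in $(\mathbb Q;<)$ by Lemma~\ref{lem:gamma}(b): let $\Gamma$ fix the $c_i$ and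 act on each of the $k+1$ open intervals through an identification with $\mathbb Q$. So $\mathfrak S$ would be interpretable in $(\mathbb Q;<)$, which it is not.
\end{proof}

\section{Slow structures}\label{sec:slow}

From now on $\mathfrak A$ is an infinite $\omega$-categorical structure and $G=\operatorname{Aut}(\mathfrak A)$. The linear orders that we find are defined with parameters, so we first note that parameters change the counts only by a polynomial factor.

\begin{lemma}\label{lem:param}
If $|A|=k$, then $G_A$ has at most $(n+k)^ku_{n+k}(\mathfrak A)$ orbits on $n$-subsets of $\mathfrak A\setminus A$.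
\end{lemma}

\begin{proof}
Let $\bar a$ enumerate $A$. For each $n$-set $S\subset\mathfrak A\setminus A$ choose $g_S\in G$ that moves $S\cup A$ to a fixed representative $R$ of its $G$-orbit. There are at most $(n+k)^k$ possibilities for $g_S\bar a\in R^k$. If $S,S'$ have the same $R$ and $g_S\bar a=g_{S'}\bar a$, then $g_{S'}^{-1}g_S\in G_A$ maps $S$ to $S'$.
\end{proof}

\begin{definition}
The structure $\mathfrak A$ is \emph{slow} if $\liminf_nu_n(\mathfrak A)^{1/n}\le2$.
\end{definition}

The next lemma is the counting tool of the paper. A \emph{weighted alphabet} has $p_k<\infty$ letters of weight $k$ for each $k\ge1$, and the weight of a word is the sum of the weights of its letters.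

\begin{lemma}[Counting principle]\label{lem:budget}
Let $\mathfrak A$ be slow, $A\subset\mathfrak A$ finite, and consider a weighted alphabet with $p_1\ge1$. Suppose that to each word $z$ a set $S_z\subset\mathfrak A\setminus A$ is assigned whose size is the weight of $z$, and that different words give sets in different $G_A$-orbits. Then $\sum_kp_k2^{-k}\le1$.
\end{lemma}

\begin{proof}
Suppose the sum exceeds $1$. Choose $K$ with $\sum_{k\le K}p_k2^{-k}>1$ and, by continuity, $r>2$ with $\sum_{k\le K}p_kr^{-k}\ge1$. Let $c_n$ be the number of words of weight $n$; $c_n\ge1$ since $p_1\ge1$. Put $\delta=\min_{0\le n<K}c_nr^{-n}>0$. Sorting words by their last letter gives $c_n\ge\sum_{k\le K}p_kc_{n-k}$ for $n\ge K$, so $c_n\ge\delta r^n$ for all $n$ by induction. By Lemma~\ref{lem:param}, $u_{n+|A|}(\mathfrak A)\ge\delta r^n(n+|A|)^{-|A|}$, so $\liminf u_n^{1/n}\ge r>2$.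
\end{proof}

\begin{example}\label{ex:budget}
Examples (b) and (c) of Section~\ref{sec:examples} have $p_k=1$ for all $k$, and $p_1=2$, respectively; both meet the bound with equality. Any further letter is too expensive. Take (c) and double the points of one color. The letters are a point of either color, of weight $1$, and a doubled point, of weight $2$. The sum is $1+\frac14$, the counts satisfy $c_n=2c_{n-1}+c_{n-2}$, and the growth rate is $1+\sqrt2>2$. The rigidity statements of the next section are proved by finding such an extra letter.
\end{example}

\begin{lemma}\label{lem:nip}
Let $\mathfrak B$ be infinite and $\omega$-categorical, with $u_n(\mathfrak B)\le c^n$ for some $c\ge1$ and infinitely many $n$. Then $\mathfrak B$ is NIP, and if it is stable it is monadically stable.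
\end{lemma}

\begin{proof}
Suppose $\psi(\bar x;\bar y)$ has the independence property and put $t=|\bar x|+|\bar y|$. For every $H\subseteq\{1,\dots,n\}^2$ there are $\bar a_i,\bar b_j$ $(i,j\le n)$ with $\psi(\bar a_i;\bar b_j)\Leftrightarrow(i,j)\in H$: take $\bar b_j=\bar b_J$ for $J=\{i:(i,j)\in H\}$. Let $S_H$ be a $tn$-set containing all their entries. If $gS_{H'}=S_H$, then $H'$ can be read off from the $tn$-tuple $(g\bar a'_1,\dots,g\bar b'_n)$ of elements of $S_H$. So one orbit serves at most $(tn)^{tn}$ sets $H'$, and $u_{tn}\ge2^{n^2}(tn)^{-tn}$. For $tn\le N<t(n+1)$ and large $n$ we get $u_N\ge u_{tn}>c^{t(n+1)}\ge c^N$, a contradiction. The second claim is Theorem~\ref{thm:braunfeld}.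
\end{proof}

A slow structure has $u_n\le3^n$ infinitely often, so the lemma applies to it. Theorem~\ref{thm:simon} gives an order on a quotient of a set of tuples; since $u_n$ counts sets of elements, we need one on a quotient of a set of elements.

\begin{lemma}\label{lem:unary}
Let $\mathfrak B$ be $\omega$-categorical, NIP and unstable, and $H=\operatorname{Aut}(\mathfrak B)$. There are a finite $C\subset\mathfrak B$, an $H_C$-invariant set $P\subseteq\mathfrak B$, an infinite linear order $V$ on which $H_C$ acts by automorphisms, and an $H_C$-equivariant surjection $P\to V$.
\end{lemma}

\begin{proof}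
By Theorem~\ref{thm:simon} such data exist with an invariant $D\subseteq\mathfrak B^m$ in place of $P$ and a surjection $f:D\to V$. Take $m$ minimal over all choices of the data, and suppose $m>1$. For $a\in\mathfrak B$ let $V_a=f(D\cap(\{a\}\times\mathfrak B^{m-1}))$. If some $V_a$ is infinite, then adding $a$ to $C$ and replacing $V$ by $V_a$ lowers $m$. So all $V_a$ are finite, and of bounded size because $H_C$ has finitely many orbits on $\mathfrak B$. Let $f_k(a)$ be the $k$-th smallest element of $V_a$, for those $a$ with $|V_a|\ge k$. The maps $f_k$ are equivariant, and $V$ is the union of finitely many of their images. One image is infinite and gives data with $m=1$, a contradiction.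
\end{proof}

\section{Charts}\label{sec:charts}

\emph{In Sections~\ref{sec:charts}--\ref{sec:kind1} the structure $\mathfrak A$ is slow.} An order as in Lemma~\ref{lem:unary} may be a sum or a lexicographic product of simpler orders. We pass to one orbit and collapse invariant intervals as far as possible.

\begin{definition}
A \emph{chart over} a finite set $A\subset\mathfrak A$ is a pair $(W,<)$, where $W$ is an infinite $G_A$-invariant set of pairwise disjoint nonempty subsets of $\mathfrak A$, called \emph{blocks}, and $<$ is a $G_A$-invariant linear order on $W$, such that
\begin{enumerate}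
\item[(C)] equality and $W\times W$ are the only $G_A$-invariant convex equivalence relations on $W$.
\end{enumerate}
We put $D_W=\bigcup W$ and write $[x]_W$ for the block of $x\in D_W$.
\end{definition}

A chart is determined by the $G_A$-invariant relations $[x]_W=[y]_W$ and $[x]_W<[y]_W$ on $\mathfrak A$, so there are finitely many charts over $A$. The group $G_A$ has finitely many orbits on $W^m$, an equivariant image of $D_W^m$. If $(W,<)$ is a chart over $A$, so is $(W,>)$, and $gW$ with the transported order is a chart over $gA$ for $g\in G$.

\begin{example}\label{ex:chartS}
In examples (a), (b), (c) of Section~\ref{sec:examples} the blocks (singletons in (c)) form a chart over $\emptyset$. In $\mathfrak S$ let $A=\{y,y'\}$ with $y\prec y'$, and let $J$ be the open counterclockwise arc from $y$ to $y'$. Elements of $G_A$ preserve $\prec$, hence the orientation, and fix $\pm y,\pm y'$. Order $W=\mathbb S\cap(J\cup-J)$ by the position in $J$ of whichever of $x,-x$ lies there. The sets $\mathbb S\cap J$ and $\mathbb S\cap-J$ are invariant and dense in $W$, and by Proposition~\ref{prop:S} every order automorphism of $W$ preserving them is induced by $G_A$. So $W$, with singleton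 blocks, is a chart over $A$ that looks like (c). It should be viewed as an arc of the circle modulo $\pm1$.
\end{example}

\begin{lemma}\label{lem:basic}
Let $W$ be a chart over $A$.
\begin{enumerate}
\item[(a)] $W$ is dense without endpoints.
\item[(b)] Every $G_A$-orbit on $\overline W$ is dense in $\overline W$. In particular it is infinite and unbounded on both sides, and $G_A$ fixes no point of $\overline W$.
\item[(c)] $A\cap D_W=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) ``Finitely many elements lie between $v$ and $w$'' is an invariant convex equivalence relation. If it were universal, the number of elements in between would take infinitely many values on $W^2$, which has finitely many orbits. So it is equality, and $W$ is dense. An endpoint $e$ would give the invariant convex partition $\{e\}$, $W\setminus\{e\}$.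

(b) For an orbit $O\subseteq\overline W$ the relation $\{c\in O:c\le v\}=\{c\in O:c\le w\}$ is an invariant convex equivalence relation on $W$. It is not universal, since for $c\in O$ there are $v,w\in W$ with $v<c\le w$. So it is equality: for all $v<w$ in $W$ some $c\in O$ has $v<c\le w$. With (a) this gives density.

(c) If $a\in A\cap D_W$, then $G_A$ fixes $[a]_W$, contrary to (b).
\end{proof}

\begin{lemma}\label{lem:exist}
Let $P\subseteq\mathfrak A$ be $G_A$-invariant and $f:P\to V$ a $G_A$-equivariant surjection onto an infinite linear order on which $G_A$ acts by automorphisms. Then there is a chart over $A$ each of whose blocks is a union of fibers of $f$.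
\end{lemma}

\begin{proof}
The group $G_A$ has finitely many orbits on $V$ and on $V^2$. Let $V_0$ be an infinite orbit on $V$. Among the finitely many invariant convex equivalence relations on $V_0$ other than $V_0\times V_0$ choose a maximal one, and let $V_1$ be its ordered set of classes. An invariant convex equivalence relation on $V_1$ lifts to a coarser one on $V_0$, so $V_1$ satisfies (C). As $|V_1|\ge2$ and $G_A$ is transitive on $V_1$ by order automorphisms, $V_1$ is infinite. Take the blocks $f^{-1}(K)$, $K\in V_1$.
\end{proof}

\subsection{Words and the three types}

Let $W$ be a chart over $A$. The \emph{letters of weight $k$} are the $G_A$-orbits of $k$-sets contained in a block; let $g_k<\infty$ be their number. If $w_1<\dots<w_m$ are the blocks that meet a finite set $S\subset D_W$, the \emph{word} of $S$ is the sequence of orbits of $S\cap w_1,\dots,S\cap w_m$. It has weight $|S|$ and depends only on the $G_A$-orbit of $S$. More precisely, if $g\in G_A$ maps $S$ to $S'$, then it maps the part of $S$ in the $i$-th through $j$-th blocks to the corresponding part of $S'$. By Lemma~\ref{lem:basic}(b) the lowest block of a set can be moved above any given block. This gives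 the \emph{stacking property}:
\begin{equation}\label{eq:stack}
\begin{array}{l}
\text{for a finite }S_1\subset D_W\text{ and a }G_A\text{-orbit }\Omega\text{ of nonempty finite subsets of }D_W,\\
\text{some }S_2\in\Omega\text{ has all its blocks above those of }S_1.
\end{array}
\end{equation}
In particular every word is the word of some set.

\begin{lemma}\label{lem:types}
Let $W$ be a chart over $A$.
\begin{enumerate}
\item[(a)] $\sum_kg_k2^{-k}\le1$.
\item[(b)] Exactly one of the following holds.
\begin{itemize}
\item \emph{Type $1$:} $G_A$ is transitive on $D_W$ and the blocks are finite.
\item \emph{Type $2$:} the blocks are singletons and $G_A$ has exactly two orbits on $D_W$.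
\item \emph{Type $\infty$:} all blocks are infinite and $g_k=1$ for all $k$.
\end{itemize}
\item[(c)] In types $2$ and $\infty$, finite subsets of $D_W$ with the same word lie in the same $G_A$-orbit.
\end{enumerate}
\end{lemma}

In every type $G_A$ has at most two orbits on $D_W$. In type $\infty$ the words of weight $n$ are the compositions of $n$.

\begin{proof}
(a) Apply Lemma~\ref{lem:budget}, using $D_W\cap A=\emptyset$ and $g_1\ge1$.

(b) If some block is infinite, then all $g_k\ge1$, so all $g_k=1$ by (a); $g_1=1$ means transitivity on $D_W$, so all blocks are infinite. Let all blocks be finite. By (a), $g_1\le2$. If $g_1=2$ then $g_k=0$ for $k\ge2$, which is type $2$; if $g_1=1$ we have type $1$.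

(c) Here $\sum g_k2^{-k}=1$. Suppose the sets with word $\rho$ lie in at least two orbits. We want to use the second orbit as a new letter; the difficulty is that occurrences of $\rho$ in a long word may overlap, so we first enlarge $\rho$. Let $\mathsf a\ne\mathsf b$ be letters, $m$ larger than the length of $\rho$, and $\sigma=\mathsf a^m\mathsf b\rho\mathsf b$. By \eqref{eq:stack} we can build sets with word $\sigma$ whose $\rho$-part lies in either orbit, so there are orbits $\Omega_1\ne\Omega_2$ of sets with word $\sigma$. No proper nonempty prefix of $\sigma$ is a suffix: such a word would end with $\mathsf b$, hence begin with $\mathsf a^m\mathsf b$, but $\mathsf a^m$ occurs in $\sigma$ only at the start. So distinct occurrences of $\sigma$ in any word are disjoint.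

Add a new letter $\sigma^*$ whose weight is the weight $|\sigma|$ of $\sigma$. For a word $z$ over the enlarged alphabet let $\hat z$ arise by replacing each $\sigma^*$ by $\sigma$. Cut $\hat z$ into the occurrences of $\sigma$ and single letters. By \eqref{eq:stack} there is a set $S_z$ with word $\hat z$ whose parts at the occurrences of $\sigma$ that come from $\sigma^*$ lie in $\Omega_2$, and whose parts at all other occurrences lie in $\Omega_1$. The orbit of $S_z$ determines $\hat z$ and which occurrences come from $\sigma^*$, hence $z$. Lemma~\ref{lem:budget} gives $1+2^{-|\sigma|}\le1$, which is absurd.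
\end{proof}

\subsection{An element knows at most one position}

An element outside $D_W$ may still determine points of $\overline W$. In the $\Gamma$-set consisting of $\mathbb Q$ and its $2$-subsets, the element $\{p,q\}$ determines two points of the chart $\mathbb Q$. In a slow structure this cannot happen, because such elements behave like intervals, and overlapping intervals form too many configurations.

\begin{lemma}\label{lem:onepoint}
Let $W$ be a chart over $A$ and $b\in\mathfrak A$. Then $G_{A\cup\{b\}}$ fixes at most one point of $\overline W$. If $b\in D_W$, this point is $[b]_W$.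
\end{lemma}

\begin{proof}
A fixed point $c$ is the supremum of the invariant set $\{w\in W:w<c\}$, and there are finitely many invariant subsets of $W$; so the set of fixed points is finite. Suppose it has at least two elements for $b_0$. Then $b_0\notin A$ by Lemma~\ref{lem:basic}(b), so $O=G_Ab_0$ is disjoint from $A$. For $b\in O$ let $l(b)<r(b)$ be the least and the greatest fixed point of $G_{A\cup\{b\}}$. The maps $l,r$ are $G_A$-equivariant, and the orbit $l(O)$ is dense in $\overline W$.

\emph{Claim: there are $b,b'\in O$ with $l(b)<l(b')<r(b)$ and $r(b)\ne r(b')$.} Suppose not. For each $w\in W$ some $b\in O$ has $l(b)<w<r(b)$, because the orbit of $w$ meets the interval $(l(b_0),r(b_0))$. If $b,b'$ are two such elements, pick $b''\in O$ with $\max(l(b),l(b'))<l(b'')<w$; then $r(b)=r(b'')=r(b')$. So $R(w)=r(b)$ is well defined, equivariant, and $R(w)>w$. Let $w<w'$. If $w'<R(w)$, the same $b$ serves for $w'$ and $R(w')=R(w)$; if $w'\ge R(w)$, then $R(w')>w'\ge R(w)$. Both cases occur, and $R$ is nondecreasing. So $R(w)=R(w')$ is an invariant convex equivalence relation that is neither equality nor universal, contrary to (C).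

Call a finite nonempty $S\subset O$ \emph{connected} if $l$ is injective on $S$ and, when $S=\{b_1,\dots,b_m\}$ is listed by increasing $l$, each $i>1$ has some $j<i$ with $l(b_i)<r(b_j)$. Let the letters of weight $k$ be the $G_A$-orbits of connected $k$-sets, $p_k$ in number. Given a word, choose representatives $S_1,S_2,\dots$ of its letters with $\max r(S_i)<\min l(S_{i+1})$; this is possible since orbits on $\overline W$ are unbounded. The pieces are recovered from their union: $b$ starts a new piece if and only if $r(b')\le l(b)$ for all $b'$ with $l(b')<l(b)$. So Lemma~\ref{lem:budget} applies. By density of $l(O)$ there are $b_1,\dots,b_k$ with $l(b_1)<\dots<l(b_k)<r(b_1)$, so $p_k\ge1$. Take $b_1,b_2$ as in the claim and choose $b_3$ either with $l(b_2)<l(b_3)<\min(r(b_1),r(b_2))$ or with $l(b_3)$ strictly between $r(b_1)$ and $r(b_2)$. Both sets are connected, and the number of $j\in\{1,2\}$ with $l(b_3)<r(b_j)$ is $2$ in the first and $1$ in the second. So $p_3\ge2$ and $\sum p_k2^{-k}\ge1+\frac18$, a contradiction.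
\end{proof}

An element that knows one position should belong to the chart. In $(\mathbb Q;<,P)$ the set $P$ alone is a chart of type $1$, and it misses the elements of the other color, each of which determines a cut of $P$.

\begin{definition}
A chart $W$ over $A$ is \emph{complete} if, whenever $b\in\mathfrak A$ and $G_{A\cup\{b\}}$ fixes $c\in\overline W$, we have $b\in D_W$ and $c=[b]_W$. For a chart $W$ over $A$ and $c\in\overline W$ let $\hat c=\{b\in\mathfrak A:G_{A\cup\{b\}}\text{ fixes }c\}$. The \emph{completion} $\hat W$ is the set of nonempty $\hat c$, ordered like the points $c$.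
\end{definition}

\begin{lemma}\label{lem:completion}
The completion $\hat W$ is a complete chart over $A$, and $w\subseteq\hat w$ for $w\in W$. If $D_{\hat W}=D_W$, then $\hat W=W$, so $W$ is complete.
\end{lemma}

\begin{proof}
The sets $\hat c$ are pairwise disjoint by Lemma~\ref{lem:onepoint}, $w\subseteq\hat w$ by definition, and $g\hat c=\widehat{gc}$ for $g\in G_A$. Identify $\hat W$ with the invariant set $\{c:\hat c\ne\emptyset\}$, which lies between $W$ and $\overline W$. An invariant convex equivalence relation on $\hat W$ restricts to equality or to the universal relation on $W$. In the first case it is equality, since two points of $\overline W$ have two points of $W$ between them; in the second it is universal, since $W$ is unbounded. So $\hat W$ is a chart with Dedekind completion $\overline W$, and it is complete by construction. If $D_{\hat W}=D_W$, every $\hat c\in\hat W$ meets some $w\subseteq\hat w$, so $\hat c=\hat w$; and $\hat w\subseteq D_W$ is disjoint from every other $w'\subseteq\hat w'$, so $\hat w=w$.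
\end{proof}

\section{Good charts and further parameters}\label{sec:good}

Charts of different types need not fit together. In $\mathbb Q\times\mathbb Q$ with the lexicographic order and the relation ``same first coordinate'', the sets $\{q\}\times\mathbb Q$ form a chart of type $\infty$, and after naming $(0,0)$ there is a chart of type $1$ inside the single block $\{0\}\times\mathbb Q$. We avoid such nesting by keeping only the charts of the highest type.

\begin{definition}
The \emph{kind} of $\mathfrak A$ is $0$ if $\mathfrak A$ has no charts, and otherwise the largest type, in the order $1<2<\infty$, of a complete chart over some finite set. A chart is \emph{good} if it is complete and its type equals the kind of $\mathfrak A$.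
\end{definition}

By Lemma~\ref{lem:completion} the kind is well defined. In kind $1$ all complete charts are good. In kinds $1$ and $2$ no chart has an infinite block, since its completion would have type $\infty$. Reversed and translated good charts are good.

To compare charts over $A$ and $A'$ we must work over $A\cup A'$. We show that new parameters only cut a good chart into intervals, each again good. The first lemma says what could go wrong.

\begin{lemma}\label{lem:dichotomy}
Let $B$ be finite, $I$ a nonempty $G_B$-invariant set of pairwise disjoint nonempty subsets of $\mathfrak A$, and $<$ a $G_B$-invariant dense linear order without endpoints on $I$. Suppose $G_B$ fixes no point of $\overline I$. Then $(I,<)$ is a chart over $B$, or there is a chart over $B$ each of whose blocks is a union of infinitely many members of $I$.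
\end{lemma}

\begin{proof}
Suppose (C) fails for some equivalence relation, and let $Q\ne\emptyset$ be the ordered set of its non-singleton classes; each of them is infinite by density. If $Q$ is finite, $G_B$ preserves each $K\in Q$; as $K\ne I$ is convex, it is bounded on one side, and $G_B$ fixes $\sup K$ or $\inf K$, which is excluded. So $Q$ is infinite. Apply Lemma~\ref{lem:exist} to the map that sends an element of a member of $K\in Q$ to $K$.
\end{proof}

For a good chart $W$ over $A$ and finite $B\supseteq A$ let $W_B=\{[b]_W:b\in B\cap D_W\}$ be the finite set of blocks that meet $B$. The \emph{$B$-components} of $W$ are the maximal convex subsets of $W\setminus W_B$; they are open intervals, finite in number. The group $G_B$ fixes the elements of $W_B$ and preserves each $B$-component. If $B\cap D_W=\emptyset$, then $W$ is its own only $B$-component. For a component $I$ we identify $\overline I$ with the open interval of $\overline W$ spanned by $I$; then $\overline W\setminus W_B$ is the union of the sets $\overline I$.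

\begin{lemma}\label{lem:components}
Let $W$ be a good chart over $A$ and $B\supseteq A$ finite.
\begin{enumerate}
\item[(a)] The points of $\overline W$ fixed by $G_B$ are exactly the elements of $W_B$.
\item[(b)] Every $B$-component of $W$ is a good chart over $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $B=A$ this is Lemma~\ref{lem:basic}. If the lemma holds for $B$, then the $(B\cup\{b\})$-components of $W$ are the $(B\cup\{b\})$-components of the good charts $I$ over $B$, and new fixed points lie in the sets $\overline I$. So it suffices to treat $B=A\cup\{b\}$. Then (a) is completeness of $W$. Let $I$ be a $B$-component. By (a), Lemma~\ref{lem:dichotomy} applies, and we exclude its second alternative. In kinds $1$ and $2$ no chart has infinite blocks. In kind $\infty$ we would get a chart $W^*$ over $B$ of type $\infty$, so with $g_2=1$; but a block of $W^*$ contains two infinite blocks $w_1\ne w_2$ of $W$, and a $2$-subset of $w_1$ is not $G_B$-equivalent to a $2$-set meeting both $w_1$ and $w_2$, because $G_B\le G_A$ permutes $W$.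

So $I$ is a chart over $B$; let $\hat I$ be its completion over $B$. In kind $\infty$, $\hat I$ has infinite blocks and so type $\infty$; in kind $1$ it has type $1$. In both cases $G_B$ is transitive on $D_{\hat I}$, so the invariant subset $D_I$ equals $D_{\hat I}$. In kind $2$ both $G_A$-orbits on $W$ are dense, so $D_I$ contains at least two $G_B$-orbits, while $D_{\hat I}$ has at most two; again $D_{\hat I}=D_I$, and $\hat I$ has type $2$. By Lemma~\ref{lem:completion}, $I=\hat I$ is good.
\end{proof}

\begin{lemma}\label{lem:hom}
Let $I$ be a $B$-component of a good chart $W$ over $A\subseteq B$. In kinds $1$ and $\infty$, $G_B$ is transitive on $D_I$ and on the $2$-subsets of $I$. In kind $2$, $G_B$ has exactly two orbits on $I$; they are dense in $I$, they are the traces of the two $G_A$-orbits on $W$, and $G_B$ is transitive on the $2$-subsets of each.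
\end{lemma}

\begin{proof}
The statements on orbits of points follow from Lemmas~\ref{lem:components}(b), \ref{lem:types}(b) and~\ref{lem:basic}(b); in kind $2$ each $G_B$-orbit lies in a $G_A$-orbit and both $G_A$-orbits meet $I$. Transitivity on $2$-subsets in kinds $2$ and $\infty$ is Lemma~\ref{lem:types}(c) for a word of two equal letters of weight $1$. In kind $1$ let $v<u$ and $v_1<u_1$ in $I$. Take $g\in G_B$ with $gv=v_1$ and $x\in v_1$. The set $\{z\in I:z>v_1\}$ is a $(B\cup\{x\})$-component containing $gu$ and $u_1$, so some $g'\in G_{B\cup\{x\}}$ maps $gu$ to $u_1$, and $g'$ fixes $v_1$.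
\end{proof}

\section{How good charts overlap}\label{sec:overlap}

Three facts are needed for gluing: good charts overlap in intervals, blocks of different good charts are equal or disjoint, and two charts never part ways at a point that both of them still see. Let the kind of $\mathfrak A$ be $1$, $2$ or $\infty$.

\begin{lemma}\label{lem:compare}
Let $(W,<)$ and $(W',<')$ be good charts over $A$ and $A'$, let $B=A\cup A'$, and let $I$ be a $B$-component of $W$ with $D_I\cap D_{W'}\ne\emptyset$. Then $I$ is also a $B$-component of $W'$, and $<,<'$ agree or are opposite on $I$. In kind $2$, the $G_A$-orbits on $W$ and the $G_{A'}$-orbits on $W'$ induce the same partition of $I$.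
\end{lemma}

\begin{proof}
\emph{Kinds $1$ and $\infty$.} The set $D_I$ is a single $G_B$-orbit, so $D_I\subseteq D_{W'}$, and the blocks of $W'$ that meet $D_I$ form one $G_B$-orbit. Hence either (1) $D_I\subseteq w_0'$ for some $w_0'\in W'_B$, or (2) $D_I\subseteq D_{I'}$ for a $B$-component $I'$ of $W'$.

Case (1) is the nesting to be excluded. In kind $1$ it is impossible because blocks are finite. In kind $\infty$ put $A''=A'\cup(A\setminus D_{W'})$ and $T=A\cap D_{W'}$, so $B=A''\cup T$. As $A''\cap D_{W'}=\emptyset$, $W'$ is a good chart over $A''$. The $k$-subsets $S$ of $D_I$ are disjoint from $T\subseteq A$ and lie in $w'_0$, so the sets $S\cup T$ all have the same composition with respect to $W'$. By Lemma~\ref{lem:types}(c) there are $g_S\in G_{A''}$ that map $S\cup T$ to one fixed set. If $g_S$ and $g_{S'}$ agree on $T$, then $g_{S'}^{-1}g_S\in G_B$ maps $S$ to $S'$. So $G_B$ has at most $(k+|T|)^{|T|}$ orbits on $k$-subsets of $D_I$. But $I$ is a chart of type $\infty$ over $B$, so there are at least $2^{k-1}$ orbits, a contradiction for large $k$.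

In case (2), $D_{I'}$ is also a single orbit, so $D_I=D_{I'}$. In kind $1$ let $w\in I$. Its setwise stabilizer in $G_B$ is transitive on $w$, and it preserves $<'$ and the finite set of blocks of $I'$ meeting $w$, so it fixes each of them. Hence $w$ lies in one block of $I'$, and by symmetry $I=I'$. In kind $\infty$, $G_B$ has exactly two orbits on $2$-subsets of $D_I$, with words $(2)$ and $(1,1)$ for $I$; the same holds for $I'$. If the pairs inside blocks are the same for $I$ and $I'$, then $I=I'$. Otherwise the pairs inside blocks of $I'$ are exactly those not inside a block of $I$. Take $x\ne y$ in one block of $I$ and $z$ in another: then $x,z$ and $y,z$, and hence $x,y$, lie in one block of $I'$, a contradiction. Finally, $G_B$ preserves both orders and is transitive on $2$-subsets of $I$, so the orders agree on all pairs or on none.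

\emph{Kind $2$.} Identify singleton blocks with elements. Let $I_1,I_2$ be the $G_B$-orbits on $I$, with $I_1\subseteq D_{W'}$, say. As $I_1\cap B=\emptyset$, the orbit $I_1$ lies in one $B$-component $I'$ of $W'$; let $I_2'$ be the other orbit on $I'$. By Lemma~\ref{lem:hom}, $<$ and $<'$ agree or are opposite on $I_1$, and after reversing $<'$ we may assume that they agree. Here completeness enters. For $b\in I_2'$ the group $G_{B\cup\{b\}}$ preserves $K=\{x\in I_1:x<'b\}$, a nonempty proper initial segment of $I_1\subseteq I$, so it fixes $c=\sup K\in\overline I$. Since $I$ is complete over $B$, we get $b\in I$ and $b=c$. So $I_2'\subseteq I$, hence $I_2'=I_2$ and $I=I'$. For $x\in I_1$, $b\in I_2$: if $x<'b$ then $x\in K$ and $x<b$; if $b<'x$ then $x$ is an upper bound of $K$ and $b<x$. Two elements of $I_2$ have an element of $I_1$ between them for $<$, so the orders agree on them too. The last claim holds because both partitions consist of the $G_B$-orbits on $I$.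
\end{proof}

Lemma~\ref{lem:compare} says nothing about blocks that contain parameters of the other chart. To reach them we move the parameters away.

\begin{lemma}\label{lem:blocks}
Let $W,W'$ be good charts over $A,A'$, and let $w\in W$, $w'\in W'$ with $w\cap w'\ne\emptyset$. Then $w=w'$.
\end{lemma}

\begin{proof}
In kind $2$ blocks are singletons. In kinds $1$ and $\infty$ we first note, for all pairs of good charts:
\begin{enumerate}
\item[$(\ast)$] if $w\cap w'\neq\emptyset$, and $w\cap A'=\emptyset$ or $w'\cap A=\emptyset$, then $w=w'$.
\end{enumerate}
Indeed, if $w\cap A'=\emptyset$, then $w$ lies in an $(A\cup A')$-component $I$ of $W$ with $D_I\cap D_{W'}\ne\emptyset$, so $w\in I\subseteq W'$ by Lemma~\ref{lem:compare}, and $w=w'$. The other case is symmetric.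

Suppose $w\ne w'$. By $(\ast)$ there is $a\in A\cap w'$, and $w$ belongs to the finite set $F$ of blocks of $W$ that meet $A'$. Moreover,
\begin{enumerate}
\item[$(\ast\ast)$] every $v\in W$ that meets $w'$ belongs to $F$;
\end{enumerate}
otherwise $v=w'\ni a$ by $(\ast)$, although $A\cap D_W=\emptyset$. Put $A_1=A\cup(A'\setminus D_W)$. Then $W$ is a good chart over $A_1$, so by Lemma~\ref{lem:basic}(b) some $h\in G_{A_1}$ has $h(\min F)>\max F$, and $hF\cap F=\emptyset$. The chart $hW'$ over $hA'$ is good, and $a=ha\in w'\cap hw'$.

We claim that $hA'\cap w'=\emptyset$. Let $b\in A'$. If $b\notin D_W$, then $hb=b\in A'$ is not in $D_{W'}$. If $b\in D_W$, then $[hb]_W=h[b]_W\in hF$, so $[hb]_W\notin F$ and $hb\notin w'$ by $(\ast\ast)$. Now $(\ast)$ for $W'$ over $A'$ and $hW'$ over $hA'$ gives $w'=hw'$. Then $hw\cap w'=h(w\cap w')\ne\emptyset$, so $hw\in F$ by $(\ast\ast)$, while $hw\in hF$. This is a contradiction.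
\end{proof}

Let $\mathcal G$ be the countable set of triples $\alpha=(A_\alpha,W_\alpha,<_\alpha)$ with $(W_\alpha,<_\alpha)$ a good chart over $A_\alpha$; the group $G$ acts on $\mathcal G$. Put $\mathcal N=\bigcup_\alpha W_\alpha$ and $U=\bigcup\mathcal N\subseteq\mathfrak A$. By Lemma~\ref{lem:blocks}, $\mathcal N$ is a $G$-invariant partition of $U$. For $\alpha,\beta\in\mathcal G$, a \emph{common component} of $W_\alpha,W_\beta$ is a set that is an $(A_\alpha\cup A_\beta)$-component of both. An element of $W_\alpha\cap W_\beta$ meets neither $A_\alpha$ nor $A_\beta$, so by Lemma~\ref{lem:compare} it lies in a common component. Thus $W_\alpha\cap W_\beta$ is the finite union of the common components. On a common component $I$ the two orders agree or are opposite, so the two \emph{ends} of $I$ make sense independently of the chart. If $I$ is bounded at some end in $W_\alpha$, then its endpoint there is a block of $W_\alpha$ that meets $A_\alpha\cup A_\beta$, hence $A_\beta$; likewise with $\alpha,\beta$ exchanged.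

\begin{lemma}[No branching]\label{lem:branch}
Let $I$ be a common component of $W_\alpha,W_\beta$. At each of its two ends, $I$ is unbounded in $W_\alpha$ or unbounded in $W_\beta$.
\end{lemma}

\begin{proof}
Reversing orders, we may assume that $<_\alpha,<_\beta$ agree on $I$ and that the upper end is considered. Suppose $I$ has supremum $q$ in $W_\alpha$ and $q'$ in $W_\beta$. The idea is that $G_{A_\alpha}$ fixes $q'$ and moves $q$ to infinitely many places, while the images of $I$ can approach $q'$ from only two sides.

The block $q'$ contains some $a\in A_\alpha$. For $h\in G_{A_\alpha}$, the members $hq'$ and $q'$ of $\mathcal N$ share $a$, so $hq'=q'$. Hence $q'\in W_\beta\cap W_{h\beta}$ lies in a common component $J_h$ of $W_\beta,W_{h\beta}$. Let $L_h=\{z\in J_h:z<_{h\beta}q'\}$. Both $L_h$ and $hI$ are open intervals of $W_{h\beta}$ with supremum $q'$, so $X_h=hI\cap L_h$ is a nonempty final segment of both for $<_{h\beta}$. Since $<_\beta,<_{h\beta}$ agree or are opposite on the interval $J_h$ of $W_\beta$, the set $X_h$ is an interval of $W_\beta$ adjacent to $q'$, from below or from above; call this the \emph{side} of $h$.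

Let $h,k\in G_{A_\alpha}$ have the same side. Then $X=X_h\cap X_k$ is a nonempty interval of $W_\beta$ adjacent to $q'$ on that side, so it is a final segment of $hI$ for $<_{h\beta}$ and of $kI$ for $<_{k\beta}$. Applying $h$, which preserves $(W_\alpha,<_\alpha)$, to the agreement of $<_\alpha$ and $<_\beta$ on $I$, we see that $<_\alpha$ and $<_{h\beta}$ agree on $hI$; in the same way $<_\alpha$ and $<_{k\beta}$ agree on $kI$. So $X$ is a final segment for $<_\alpha$ of both $hI$ and $kI$, and taking suprema in $W_\alpha$ gives $hq=kq$. Thus the $G_{A_\alpha}$-orbit of $q$ has at most two elements, contrary to Lemma~\ref{lem:basic}(b).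
\end{proof}

\section{The $1$-manifold}\label{sec:manifold}

Each $\overline W_\alpha$, with the order topology, is a copy of $\mathbb R$. For a common component $I$ of $W_\alpha,W_\beta$, the open intervals spanned by $I$ in $\overline W_\alpha$ and in $\overline W_\beta$ are both copies of $\overline I$, and the identity of $I$ extends to a unique monotone homeomorphism between them. We say that corresponding points are \emph{identified via $I$}.

\begin{lemma}\label{lem:equiv}
Being identified via some common component is an equivalence relation on $\bigsqcup_\alpha\overline W_\alpha$, and it identifies no two distinct points of one $\overline W_\alpha$.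
\end{lemma}

\begin{proof}
The only common component of $W_\alpha$ with itself is $W_\alpha$; this gives reflexivity and the last claim. Symmetry holds by definition. Let $c\in\overline W_\alpha$, $c'\in\overline W_\beta$ be identified via $I$, and $c'$, $c''\in\overline W_\gamma$ via $J$. The sets $I,J$ are open intervals of $W_\beta$ whose spans contain $c'$, so $I\cap J$ is one as well. It is convex in $I$, hence in $W_\alpha$, and it lies in $W_\alpha\cap W_\gamma$, so its elements meet neither $A_\alpha$ nor $A_\gamma$. Hence it lies in one $(A_\alpha\cup A_\gamma)$-component $K$ of $W_\alpha$, which is a common component of $W_\alpha,W_\gamma$ by Lemma~\ref{lem:compare}. The points $c,c',c''$ lie in the span of $I\cap J$ in their charts and have the same position relative to $I\cap J$, so $c,c''$ are identified via $K$.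
\end{proof}

Let $\mathcal M$ be the quotient space. The gluing is along open sets by homeomorphisms, so each $\overline W_\alpha$ embeds as an open subset, and $\overline W_\alpha\cap\overline W_\beta$ is the union of the spans of the common components. A block $w\in W_\alpha$ in the span of a common component $I$ lies in $I$ by convexity and is identified with $w\in W_\beta$. So $\mathcal N$ is a subset of $\mathcal M$ with $\mathcal N\cap\overline W_\alpha=W_\alpha$, and it is dense. An element $g\in G$ induces order isomorphisms $\overline W_\alpha\to\overline W_{g\alpha}$ and maps common components to common components, so $G$ acts on $\mathcal M$ by homeomorphisms, extending its action on $\mathcal N$ and the action of $G_{A_\alpha}$ on $\overline W_\alpha$.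

\begin{proposition}\label{prop:manifold}
Every connected component of $\mathcal M$ is homeomorphic to $\mathbb R$ or to $S^1$.
\end{proposition}

\begin{proof}
By the classification of $1$-manifolds, a connected, second countable, Hausdorff space that is locally homeomorphic to $\mathbb R$ is homeomorphic to $\mathbb R$ or $S^1$. As $\mathcal M$ is a countable union of open copies of $\mathbb R$, only the Hausdorff property needs proof. Let $m\in\overline W_\alpha$ and $m'\in\overline W_\beta$ be distinct points without disjoint neighborhoods. Then $m\notin\overline W_\beta$ and $m'\notin\overline W_\alpha$, since these sets are open and Hausdorff. Intersecting shrinking neighborhoods gives a sequence in $\overline W_\alpha\cap\overline W_\beta$ that converges to $m$ in $\overline W_\alpha$ and to $m'$ in $\overline W_\beta$, and a subsequence lies in the span of one common component $I$. The point $m$ is in the closure of this span in $\overline W_\alpha$ but not in it, so it is an endpoint of $I$ in $W_\alpha$, and the sequence tends to that end of $I$. Likewise $m'$ is an endpoint of $I$ in $W_\beta$, at the end to which the sequence tends. So $I$ is bounded in both charts at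 the same end, contrary to Lemma~\ref{lem:branch}.
\end{proof}

For a component $M$ of $\mathcal M$ put $\mathcal N_M=\mathcal N\cap M$, a countable dense subset of $M$, and $U_M=\bigcup\mathcal N_M$. The sets $U_M$ partition $U$. If $g\in G$ maps some element of $U_M$ into $U_M$, then $gM\cap M\ne\emptyset$, so $gM=M$ and $g$ acts on $M$ as a homeomorphism; it preserves or reverses the linear or cyclic order of $M$. Each $\overline W_\alpha$ is connected, so it is an open interval or arc of one component.

The manifold supplies charts of its own. An \emph{arc} of $M$ is a component $J$ of $M\setminus\{p,q\}$ for distinct $p,q\in\mathcal N_M$. Let $W_J=\mathcal N\cap J$ with one of its two natural orders and $D_J=\bigcup W_J$.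

\begin{lemma}\label{lem:arc}
Let $\mathfrak A$ have kind $1$ or $2$, and let $J$ be a component of $M\setminus\{p,q\}$. Put $B=p\cup q$ if $M\cong\mathbb R$; if $M\cong S^1$, choose $r\in\mathcal N_M\setminus(J\cup\{p,q\})$ and put $B=p\cup q\cup r$. Then $G_B$ preserves $J$ and its orientation, and $W_J$ is a chart over $B$. In kind $1$ it is good.
\end{lemma}

\begin{proof}
Blocks are finite, so $B$ is finite, and $G_B$ fixes the points $p,q$ (and $r$) of $M$. A homeomorphism of $\mathbb R$ with two fixed points is increasing. On $S^1$, the group $G_B$ preserves the component of $M\setminus\{p,q\}$ containing $r$, hence also $J$, and it fixes both ends of $J$. We have $\overline{W_J}=J$. Suppose $G_B$ fixes $c\in J$, and choose $\beta$ with $c\in\overline W_\beta$. Then $G_{B\cup A_\beta}$ fixes $c$, so by Lemma~\ref{lem:components}(a) $c$ is a block of $W_\beta$ meeting $B\cup A_\beta$, hence $B$. As members of $\mathcal N$ are disjoint, $c$ is one of $p,q,r$, which are not in $J$. So Lemma~\ref{lem:dichotomy} applies, and since no chart has infinite blocks, $W_J$ is a chart over $B$. In kind $1$ its completion has type $1$, so $G_B$ is transitive on the domain of the completion,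 which therefore equals $D_J$; by Lemma~\ref{lem:completion}, $W_J$ is complete.
\end{proof}

\section{Lower bounds in kinds $\infty$ and $2$}\label{sec:lower}

\begin{proposition}\label{prop:kindinf}
If $\mathfrak A$ has kind $\infty$, then $u_n(\mathfrak A)\ge(2^n-1)/2n$ for all $n$.
\end{proposition}

\begin{proof}
Fix $\alpha\in\mathcal G$ and the component $M\supseteq\overline W_\alpha$. Every composition of $n$ is the word of some $S\subset D_{W_\alpha}$. If $g\in G$ maps $S$ to another such set $S'$, it maps the blocks meeting $S$ to those meeting $S'$, preserves the sizes of the intersections, and preserves or reverses the linear or cyclic order of $M$. So the two compositions agree up to rotation and reversal. There are $\binom{n-1}{m-1}$ compositions with $m$ parts, each with at most $2m$ images, so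
\[
u_n(\mathfrak A)\ge\sum_{m=1}^n\frac1{2m}\binom{n-1}{m-1}=\frac1{2n}\sum_{m=1}^n\binom nm=\frac{2^n-1}{2n}.\qedhere
\]
\end{proof}

Now let $\mathfrak A$ have kind $2$; blocks are singletons and we identify $\mathcal N$ with $U$. Each good chart has two colors, but the colors have no global names: in Example~\ref{ex:chartS} they are exchanged when one goes once around the circle modulo $\pm1$. The partition into colors is consistent on overlaps, however, and this is exactly the data of a double covering.

For each $\alpha$ label the two $G_{A_\alpha}$-orbits on $W_\alpha$ as $W_\alpha^1,W_\alpha^2$; both are dense. By Lemma~\ref{lem:compare}, for each common component $I$ of $W_\alpha,W_\beta$ there is a permutation $\pi_I$ of $\{1,2\}$ with $W_\alpha^i\cap I=W_\beta^{\pi_I(i)}\cap I$. Glue the spaces $\overline W_\alpha\times\{1,2\}$ by identifying $(c,i)$ with $(c',\pi_I(i))$ whenever $c,c'$ are identified via $I$. This is transitive: with $I,J,K$ as in the proof of Lemma~\ref{lem:equiv}, the nonempty set $W_\alpha^i\cap I\cap J$ equals both $W_\gamma^{\pi_J\pi_I(i)}\cap I\cap J$ and $W_\gamma^{\pi_K(i)}\cap I\cap J$, so $\pi_K=\pi_J\pi_I$. We obtain a two-sheeted covering $\kappa:\tilde{\mathcal M}\to\mathcal M$,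 trivial over each $\overline W_\alpha$, with the involution $\tau$ that exchanges the two points of each fiber. The map $\iota:\mathcal N\to\tilde{\mathcal M}$, $\iota(x)=(x,i)$ for $x\in W_\alpha^i$, is well defined by the choice of $\pi_I$, satisfies $\kappa\iota=\mathrm{id}$, and has dense image. For $g\in G$ the sets $gW_\alpha^1,gW_\alpha^2$ are the two orbits on $W_{g\alpha}$; sending $(c,i)$ to $(gc,i')$, where $gW_\alpha^i=W_{g\alpha}^{i'}$, respects the gluing because $g$ maps traces on $I$ to traces on $gI$. So $G$ acts on $\tilde{\mathcal M}$ by homeomorphisms that commute with $\tau$ and cover the action on $\mathcal M$, and $\iota$ is $G$-equivariant.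

We recall that a covering of an interval is trivial, that a two-sheeted covering of $\mathbb R/\mathbb Z$ is trivial or isomorphic to $\mathbb R/2\mathbb Z\to\mathbb R/\mathbb Z$, and that an orientation-reversing homeomorphism of the circle has a fixed point.

\begin{proposition}\label{prop:kind2}
Let $\mathfrak A$ have kind $2$ and let $M$ be a component of $\mathcal M$. For every $n$, the $n$-subsets of $\mathcal N_M$ meet at least $a_n$ orbits of $G$, and at least $2^n/4$ orbits if $M\cong\mathbb R$. In particular $u_n(\mathfrak A)\ge a_n$.
\end{proposition}

\begin{proof}
Put $\tilde M=\kappa^{-1}(M)$ and fix $\alpha$ with $\overline W_\alpha\subseteq M$. If $g\in G$ maps an $n$-set $S\subset\mathcal N_M$ to $S'\subset\mathcal N_M$, then $g$ acts on $M$ and on $\tilde M$, and maps $\iota(S)$ to $\iota(S')$. By density there are $x_1<_\alpha\dots<_\alpha x_n$ in $W_\alpha$ with any prescribed membership in $W_\alpha^1,W_\alpha^2$.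

\emph{$\tilde M$ connected.} Then $M\cong S^1\cong\tilde M$, and $\tau$ preserves orientation as it has no fixed point. List $\kappa^{-1}(S)$ cyclically as $z_0,\dots,z_{2n-1}$. The involution $\tau$ acts on the list as a rotation of order $2$, so $\tau z_i=z_{i+n}$. Let $f_S(i)=1$ if and only if $z_i\in\iota(S)$. Each fiber contains one point of $\iota(S)$, so $f_S\in\mathcal X_n$, and its $D_{2n}$-orbit depends only on the $G$-orbit of $S$. The preimage of $\overline W_\alpha$ consists of the disjoint arcs $\overline W_\alpha\times\{1\}$, $\overline W_\alpha\times\{2\}$, exchanged by the orientation-preserving $\tau$; so for $S=\{x_1,\dots,x_n\}$ a cyclic list is $(x_1,1),\dots,(x_n,1),(x_1,2),\dots,(x_n,2)$, and the first $n$ values of $f_S$ are arbitrary. All twisted words occur, which gives $a_n$ orbits.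

\emph{$\tilde M$ disconnected.} Then $\tilde M=M^1\sqcup M^2$ with $\kappa$ a homeomorphism on each part; this is always the case if $M\cong\mathbb R$. List $S$ in the linear or cyclic order of $M$ and record whether $\iota(x)\in M^1$. The two sheets over $\overline W_\alpha$ lie in different parts, so all $2^n$ words occur. An element of $G$ that preserves $M$ preserves or exchanges $M^1,M^2$. So the word changes by an element of $D_n\times\mathbb Z_2$, which gives $b_n\ge a_n$ orbits; if $M\cong\mathbb R$ it changes only by reversal and exchange, which gives at least $2^n/4$ orbits.
\end{proof}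

\section{Kind $1$: an interpretation in $(\mathbb Q;<)$}\label{sec:kind1}

In this section $\mathfrak A$ is slow of kind $1$. We must construct an action of $\Gamma$ on $\mathfrak A$ by automorphisms with admissible domain. The plan is to act on each set $U_M$ by automorphisms that fix everything else, to act on the remainder of $\mathfrak A$ and on the set of components through Lemma~\ref{lem:monstable}, and to combine the two actions. The obstacle to combining them is that an automorphism of one $U_M$ may force changes elsewhere. For example, take two copies of $\mathbb Q$ with the group generated by $\Gamma\times\Gamma$ and the simultaneous reversal of both copies: one copy cannot be reversed alone. We show that this interaction is governed by a finite set attached to each component, here the set of its two orientations.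

\subsection{Automorphisms supported on a chart}

\begin{lemma}\label{lem:NW}
Let $W$ be a good chart over $A$ with blocks of size $s$, and let $N_W\le G_A$ be the pointwise stabilizer in $G$ of $\mathfrak A\setminus D_W$.
\begin{enumerate}
\item[(a)] For tuples $\bar x,\bar x'$ in $D_W$, some element of $N_W$ maps $\bar x$ to $\bar x'$ if and only if for every finite $B$ with $A\subseteq B\subseteq\mathfrak A\setminus D_W$ some element of $G_B$ does.
\item[(b)] For every $m$, $N_W$ is transitive on the $m$-subsets of $W$ and has finitely many orbits on $D_W^m$.
\item[(c)] There are bijections $\ell_w:\{1,\dots,s\}\to w$ $(w\in W)$ such that for every $\sigma\in\operatorname{Aut}(W;<)$ the permutation $\lambda_W(\sigma)$ that maps $\ell_w(j)$ to $\ell_{\sigma w}(j)$ and fixes $\mathfrak A\setminus D_W$ pointwise lies in $N_W$. The map $\lambda_W$ is a homomorphism.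
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\bar x\equiv\bar x'$ for the second condition in (a); it is an equivalence relation, and it holds for the empty tuples. Let $B$ range over the sets in (a).

\emph{Extension.} Let $\bar x\equiv\bar x'$ and $u\in D_W$. The set $Q_B=\{gu:g\in G_B,\ g\bar x=\bar x'\}$ is a nonempty $G_{B\cup\bar x'}$-orbit and shrinks as $B$ grows, and $\bar xu\equiv\bar x'u'$ for every $u'\in\bigcap_BQ_B$. If $[u]_W=[x_i]_W$, then all $Q_B$ lie in the finite set $[x'_i]_W$, and a downward directed family of nonempty subsets of a finite set has nonempty intersection. Otherwise let $I'$ be the interval of $W\setminus\{[x'_j]_W\}_j$ whose position corresponds to that of $[u]_W$ among the $[x_j]_W$. Then $Q_B\subseteq D_{I'}$, and $I'$ is a $(B\cup\bar x')$-component of $W$, so $Q_B=D_{I'}$ by Lemma~\ref{lem:hom}. In this case \emph{every} $u'\in D_{I'}$ works.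

(a) If $\bar x\equiv\bar x'$, back-and-forth gives a permutation $f$ of $D_W$ with $f\bar x=\bar x'$ and $\bar y\equiv f\bar y$ for all tuples $\bar y$. Extended by the identity, $f$ lies in $G$ by \eqref{eq:closed}: put the entries outside $D_W$ of a given tuple into $B$. The converse holds as $N_W\le G_B$.

(b) Given $w_1<\dots<w_m$ and $w'_1<\dots<w'_m$, choose $x_i\in w_i$, $x_i'\in w_i'$; the second case of the extension step gives $(x_1,\dots,x_i)\equiv(x'_1,\dots,x'_i)$ for $i=1,\dots,m$. For the orbits on tuples, fix an $m$-tuple $\bar x$. An element $u$ lies in one of at most $m$ blocks meeting $\bar x$, which leaves $ms$ choices, or in one of at most $m+1$ sets $D_{I'}$, each of which yields one class of tuples $\bar xu$. So each class of $m$-tuples has at most $ms+m+1$ classes of extensions.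

(c) The labelings must be chosen coherently, and Ramsey's theorem does this. Given $\ell=(\ell_w)$, color an increasing tuple $(w_1,\dots,w_m)$ by the $N_W$-orbit of the $ms$-tuple $(\ell_{w_i}(j))_{i,j}$; by (b) there are finitely many colors for each $m$. We want $\ell$ such that for every $m$ all increasing $m$-tuples have the same color. The space of all $\ell$ is a product of finite sets, hence compact, so it suffices to achieve this for tuples from a given finite $Y\subset W$ and for $m\le m_0$. Start with any $\ell^0$. Ramsey's theorem, applied for $m=1,\dots,m_0$ in turn, gives $Y_0\subset W$ with $|Y_0|=|Y|$ on which the coloring is constant for each $m\le m_0$. Take $g\in N_W$ with $gY_0=Y$; it preserves the order, and $\ell_{gw}=g\ell^0_w$ $(w\in Y_0)$ works for $Y$. For $\ell$ as desired, $\lambda_W(\sigma)$ agrees on any finite union of blocks, and outside $D_W$, with an element of $N_W$, so it lies in $N_W$ by \eqref{eq:closed}.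
\end{proof}

\subsection{Automorphisms supported on a component}

For a component $M$ let $N_M\le G$ be the pointwise stabilizer of $\mathfrak A\setminus U_M$, and let $L_M\le\operatorname{Sym}(U_M)$ be the group induced by the stabilizer of $M$ in $G$. We regard $N_M$ as a normal subgroup of $L_M$. For every arc $J$ of $M$, the chart $W_J$ is good by Lemma~\ref{lem:arc}, and $N_{W_J}\le N_M$.

\begin{lemma}\label{lem:NM}
\begin{enumerate}
\item[(a)] There is an arc $J_0$ of $M$ such that every finite subset of $U_M$ is moved into $D_{J_0}$ by an element of $N_M$. The group $N_M$ has finitely many orbits on each $U_M^m$.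
\item[(b)] There is a homomorphism $\mu_M:\Gamma\to N_M$ that makes $U_M$ an admissible $\Gamma$-set.
\item[(c)] $|L_M:N_M|<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $J_0$ be an arc, bounded if $M\cong\mathbb R$. For finite $S\subset U_M$ there is an arc $J'$ that contains all blocks meeting $S$ and meets $J_0$: on $\mathbb R$ take a large bounded interval, on $S^1$ the complement of a short closed arc inside $J_0$, with ends in $\mathcal N_M$, that avoids these blocks. The open set $J'\cap J_0$ contains infinitely many blocks, and by Lemma~\ref{lem:NW}(b) an element of $N_{W_{J'}}$ moves the blocks meeting $S$ there. The second claim follows from Lemma~\ref{lem:NW}(b) for $W_{J_0}$.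

(b) Fix $p\ne q$ in $\mathcal N_M$, let $J_1,\dots,J_k$ $(k\in\{2,3\})$ be the components of $M\setminus\{p,q\}$, choose order isomorphisms $\theta_i:\mathbb Q\to W_{J_i}$, and put $\mu_M(\sigma)=\prod_i\lambda_{W_{J_i}}(\theta_i\sigma\theta_i^{-1})$. The factors have disjoint supports and commute. The points of $p\cup q$ are fixed, the stabilizer of $x\in w\in W_{J_i}$ is the stabilizer of the rational $\theta_i^{-1}(w)$, and the number of orbits on $D_{J_i}$ is the block size.

(c) Choose two points of $\mathcal N_M$ if $M\cong\mathbb R$ and three if $M\cong S^1$; let $B$ be their union and $J_1,J_2,J_3$ the components of the complement. By Lemma~\ref{lem:arc} the sets $W_i=W_{J_i}$ are good charts over $B$, and $G_B$ preserves each $J_i$ with its orientation. Let $s_i$, $\ell^i_w$, $\lambda_i$ be as in Lemma~\ref{lem:NW}(c) for $W_i$.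

\emph{Reduction to elements fixing all blocks.} Let $\bar b$ enumerate $B$ and let $(L_M)_B$ be its stabilizer. By (a) there are $f_1,\dots,f_t\in L_M$ with $L_M\bar b=\bigcup_jN_Mf_j\bar b$, so $L_M=\bigcup_jf_jN_M(L_M)_B$ by normality. An element $f\in(L_M)_B$ is induced by some $g\in G_B$ and induces $\sigma_i\in\operatorname{Aut}(W_i;<)$; multiplying by $\prod_i\lambda_i(\sigma_i)^{-1}\in N_M$ gives an element of the group $\Lambda\le(L_M)_B$ of elements that fix every block setwise. So it suffices to show that $\Lambda$ meets finitely many cosets of $N_M$.

For $f\in\Lambda$ and $w\in W_i$ define $f^i(w)\in\operatorname{Sym}(s_i)$ by $f\ell^i_w(j)=\ell^i_w(f^i(w)j)$. Let $T_i\le\operatorname{Sym}(s_i)$ be the group of those $t$ for which the permutation acting on one block $w\in W_i$ by $\ell^i_w(j)\mapsto\ell^i_w(tj)$, and trivially on the rest of $\mathfrak A$, lies in $G$. Conjugation by $\lambda_i(\sigma)$ shows that $T_i$ does not depend on $w$.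

\emph{Claim: $f^i(w')f^i(w)^{-1}\in T_i$ for $f\in\Lambda$ and $w,w'\in W_i$.} A commutator localizes the action of $f$ to a bounded interval, and conjugation shrinks the interval to one block. Let $g\in G_B$ induce $f$. Choose $a<w,w'<b$ in $W_i$ and $\sigma\in\operatorname{Aut}(W_i;<)$ supported in $(a,b)$ with $\sigma w'=w$. The element $h=\lambda_i(\sigma)\,g\,\lambda_i(\sigma)^{-1}g^{-1}\in G$ is trivial outside $D_{J_i}$, because $g$ preserves $D_{J_i}$. On a block $v\in W_i$,
\[
\ell^i_v(j)\mapsto\ell^i_v(f^i(v)^{-1}j)\mapsto\ell^i_{\sigma^{-1}v}(f^i(v)^{-1}j)\mapsto\ell^i_{\sigma^{-1}v}(h(v)j)\mapsto\ell^i_v(h(v)j),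
\]
where $h(v)=f^i(\sigma^{-1}v)f^i(v)^{-1}$. So $h(v)=1$ for $v\notin(a,b)$, and $h(w)=f^i(w')f^i(w)^{-1}$. Choose $a_1<a_2<\dots<w<\dots<b_2<b_1$ in $W_i$ with $\bigcap_n(a_n,b_n)=\{w\}$, and $\rho_n\in\operatorname{Aut}(W_i;<)$ fixing $w$ with $\rho_n(a,b)\subseteq(a_n,b_n)$. The element $\lambda_i(\rho_n)h\lambda_i(\rho_n)^{-1}\in G$ acts on $v$ as $h(\rho_n^{-1}v)$: as $h(w)$ on $w$, and trivially on blocks outside $(a_n,b_n)$ and outside $D_{J_i}$. These elements converge pointwise to the permutation that acts as $h(w)$ on $w$ and trivially elsewhere, which lies in $G$ by \eqref{eq:closed}. This proves the claim.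

So the coset $T_if^i(w)$ does not depend on $w$. If $f,f'\in\Lambda$ give the same cosets for $i=1,2,3$, then $ff'^{-1}$ fixes $B$ pointwise and acts on each block of $W_i$ by an element of $T_i$. Extended trivially outside $U_M$, it agrees on every finite set with a finite product of one-block elements of $G$, so it lies in $N_M$. Hence $\Lambda$ meets at most $s_1!\,s_2!\,s_3!$ cosets of $N_M$.
\end{proof}

\subsection{The quotient structure}

Let $\mathcal Y$ be the set of components of $\mathcal M$. Fix a representative in each $G$-orbit on $\mathcal Y$ and let $M^0$ be the representative of the orbit of $M$. Consider the bijections $\gamma:U_{M^0}\to U_M$ induced by elements of $G$. They form a single coset $\gamma L_{M^0}$, and each satisfies $\gamma N_{M^0}\gamma^{-1}=N_M$. Let $\mathcal B_M$ be the set of cosets $\gamma N_{M^0}$; it is nonempty and has $|L_{M^0}:N_{M^0}|<\infty$ elements. An element of $\mathcal B_M$ is a way of identifying $U_M$ with the model $U_{M^0}$, up to automorphisms that affect nothing else. The group $G$ acts on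
\[
\mathfrak O=(\mathfrak A\setminus U)\ \sqcup\ \mathcal Y\ \sqcup\ \bigsqcup_{M\in\mathcal Y}\mathcal B_M ,
\]
with $g\cdot\gamma N_{M^0}=g\gamma N_{M^0}\in\mathcal B_{gM}$.

The group $G$ has finitely many orbits on $\mathfrak O$: $\mathcal Y$ is an equivariant image of $U$, and $G$ is transitive on the union of the $\mathcal B_M$ over an orbit of components. Point stabilizers are open. For $M\in\mathcal Y$ the stabilizer contains $G_{\{x\}}$ for $x\in U_M$. Every $\beta\in\mathcal B_M$ is fixed by the group $K=\{g\in G:gM=M,\ g|_{U_M}\in N_M\}$, since $\gamma^{-1}g\gamma\in N_{M^0}$ for $g\in K$; and $K$ is closed, because $N_M$ is closed in $\operatorname{Sym}(U_M)$ by \eqref{eq:closed}, and of finite index in the stabilizer of $M$ by Lemma~\ref{lem:NM}(c), hence open. So $\mathfrak O$ is an equivariant image of finitely many orbits of tuples of $\mathfrak A$, and $G$ has finitely many orbits on each $\mathfrak O^m$. We make $\mathfrak O$ a structure whose relations are all $G$-invariant relations. Then $\operatorname{Aut}(\mathfrak O)$ is the closure of the image of $G$, the two groups have the same orbits on tuples, and $\mathfrak O$ is finite or $\omega$-categorical.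

Put $\mathfrak A'=(\mathfrak A\setminus U)\sqcup\mathcal Y\subseteq\mathfrak O$. Let $\xi:\mathfrak A\to\mathfrak A'$ send $U_M$ to $M$, let $\chi:\mathfrak O\to\mathfrak A'$ send $\mathcal B_M$ to $M$, and let both be the identity elsewhere. Both are $G$-equivariant surjections, and the fibers of $\chi$ have at most $e$ elements for some $e$. Every good chart has been collapsed to a point of $\mathfrak O$, so no order should be left.

\begin{lemma}\label{lem:O}
If $\mathfrak O$ is infinite, it is monadically stable.
\end{lemma}

\begin{proof}
Let $u_j(\mathfrak A')$ be the number of $G$-orbits on $j$-subsets of $\mathfrak A'$. Every $j$-subset of $\mathfrak A'$ is the $\xi$-image of a $j$-subset of $\mathfrak A$, so $u_j(\mathfrak A')\le u_j(\mathfrak A)\le u_n(\mathfrak A)$ for $1\le j\le n$. An $n$-subset $T$ of $\mathfrak O$ lies in $\chi^{-1}(\chi(T))$, so $u_n(\mathfrak O)\le\sum_{j=1}^n2^{ej}u_j(\mathfrak A')\le n2^{en}3^n\le(3\cdot2^{e+1})^n$ for infinitely many $n$. By Lemma~\ref{lem:nip}, $\mathfrak O$ is NIP and it suffices to show that it is stable.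

If not, take $C$, $P$ and $f:P\to V$ from Lemma~\ref{lem:unary} for $\mathfrak O$, and a finite $A\subset\mathfrak A$ such that $G_A$ fixes $C$ pointwise. For $z\in\mathfrak A'$ the set $f(\chi^{-1}(z)\cap P)$ has at most $e$ elements, and these sets cover $V$. So for some $k\le e$ the $G_A$-equivariant map $f'$ that sends $z$ to the $k$-th smallest element, defined on an invariant set $P'\subseteq\mathfrak A'$, has infinite image. Let $f_1=f'\circ\xi$ on $\xi^{-1}(P')$. By Lemma~\ref{lem:exist} there is a chart $W$ over $A$ whose blocks are unions of fibers of $f_1$. Its completion $\hat W$ is good because $\mathfrak A$ has kind $1$, so it lies in one component $M$, and $D_W\subseteq D_{\hat W}\subseteq U_M$. Then $\xi$, and so $f_1$, is constant on $D_W$, and $W$ has only one block, a contradiction.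
\end{proof}

\begin{proposition}\label{prop:kind1}
A slow structure of kind $1$ is interpretable in $(\mathbb Q;<)$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:O} and~\ref{lem:monstable} there is a homomorphism $\eta:\Gamma\to\operatorname{Aut}(\mathfrak O)$ that makes $\mathfrak O$ admissible; write $\sigma\cdot z=\eta(\sigma)z$. The sets $\mathfrak A\setminus U$ and $\mathcal Y$, the relation $\beta\in\mathcal B_M$, and the $G$-orbits on $\mathcal Y$ are relations of $\mathfrak O$, hence $\Gamma$-invariant; in particular $(\sigma\cdot M)^0=M^0$. The stabilizer of $M$ in $\Gamma$ is open and acts on the finite set $\mathcal B_M$ with open point stabilizers, so it acts trivially by Lemma~\ref{lem:gamma}(c). This is what allows a coherent choice: pick $\beta_M\in\mathcal B_M$ for representatives $M$ of the $\Gamma$-orbits on $\mathcal Y$ and transport, so that $\sigma\cdot\beta_M=\beta_{\sigma\cdot M}$ for all $\sigma,M$. Choose bijections $\gamma_M\in\beta_M$ and define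
\[
\Psi(\sigma)x=\sigma\cdot x\quad(x\in\mathfrak A\setminus U),\qquad\Psi(\sigma)x=\gamma_{\sigma\cdot M}\,\mu_{M^0}(\sigma)\,\gamma_M^{-1}x\quad(x\in U_M).
\]
In $\Psi(\sigma)\Psi(\sigma')$ the factors $\gamma_{\sigma'\cdot M}^{-1}\gamma_{\sigma'\cdot M}$ cancel, so $\Psi$ is a homomorphism $\Gamma\to\operatorname{Sym}(\mathfrak A)$.

\emph{$\Psi(\sigma)\in G$.} Let $\bar x$ be a finite tuple and $M_1,\dots,M_k$ the components with $U_{M_i}$ meeting $\bar x$. Some $g\in G$ agrees with $\eta(\sigma)$ on the entries of $\bar x$ outside $U$, on the $M_i$ and on the $\beta_{M_i}$. Then $g\beta_{M_i}=\beta_{\sigma\cdot M_i}$, that is, $\gamma_{\sigma\cdot M_i}=g\gamma_{M_i}n_i$ with $n_i\in N_{M_i^0}$. On $U_{M_i}$ we get $\Psi(\sigma)=gh_i$ with $h_i=\gamma_{M_i}n_i\mu_{M_i^0}(\sigma)\gamma_{M_i}^{-1}\in N_{M_i}$. Since $h_i$ is trivial outside $U_{M_i}$, we have $\Psi(\sigma)\bar x=gh_1\cdots h_k\bar x$. Apply \eqref{eq:closed}.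

\emph{Admissibility.} The set $\mathfrak A\setminus U$ is a union of $\Gamma$-orbits of $\mathfrak O$. On each of the finitely many $\Gamma$-orbits $\Delta$ on $\mathcal Y$ the representative $M^0$ is constant, and $x\mapsto(M,\gamma_M^{-1}x)$ for $x\in U_M$ identifies $\bigsqcup_{M\in\Delta}U_M$ with the $\Gamma$-set $\Delta\times U_{M^0}$ with the diagonal action, which is admissible by Lemmas~\ref{lem:NM}(b) and~\ref{lem:gamma}(a). So $\mathfrak A$ is admissible, and Lemma~\ref{lem:gamma}(b) applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\begin{proposition}\label{prop:summary}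
Let $\mathfrak A$ be an infinite $\omega$-categorical structure with $u_n(\mathfrak A)\le a_n$ for infinitely many $n$. Then $\mathfrak A$ is slow, and one of the following holds: $\mathfrak A$ has kind $0$, is monadically stable and interpretable in $(\mathbb Q;<)$; $\mathfrak A$ has kind $1$ and is interpretable in $(\mathbb Q;<)$; $\mathfrak A$ has kind $2$ and $u_n(\mathfrak A)\ge a_n$ for all $n$.
\end{proposition}

\begin{proof}
As $a_n\le2^n$, the structure is slow, hence NIP by Lemma~\ref{lem:nip}. If it is unstable, Lemmas~\ref{lem:unary} and~\ref{lem:exist} give a chart. So in kind $0$ it is stable, hence monadically stable by Lemma~\ref{lem:nip} and interpretable by Lemma~\ref{lem:monstable}. Kinds $1$ and $2$ are Propositions~\ref{prop:kind1} and~\ref{prop:kind2}. Kind $\infty$ is impossible, since $u_n(\mathfrak A)\ge(2^n-1)/2n>a_n$ for large $n$ by Proposition~\ref{prop:kindinf} and Lemma~\ref{lem:numbers}(c).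
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathfrak A$ be $\omega$-categorical with $u_n(\mathfrak A)<u_n(\mathfrak S)=a_n$ for infinitely many $n$. If $\mathfrak A$ is finite, it is interpretable in $(\mathbb Q;<)$ by Lemma~\ref{lem:monstable}. If it is infinite, Proposition~\ref{prop:summary} applies, kind $2$ is excluded, and $\mathfrak A$ is interpretable in $(\mathbb Q;<)$.
\end{proof}

\section{The growth rates below the bound}\label{sec:gap}

We prove Theorem~\ref{thm:B}(1); the equality $u_n(\mathfrak S)=a_n$ is part of Proposition~\ref{prop:S}. Statements $(\alpha)$ and $(\beta)$ exclude each other because $a_n\ge2^n/4n$ and $\phi_s<2$. If $(\beta)$ fails, then by Proposition~\ref{prop:summary} $\mathfrak A$ is slow of kind $0$ or $1$ and interpretable in $(\mathbb Q;<)$. It remains to compute the limit. The stable part contributes subexponentially, even when points are counted with multiplicity, and the components contribute as in example (a).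

For a structure $\mathfrak B$ let $\Theta_n(\mathfrak B)$ be the number of $\operatorname{Aut}(\mathfrak B)$-orbits on functions $\mathfrak B\to\mathbb N=\{0,1,\dots\}$ whose values sum to $n$. Indicator functions show $u_n\le\Theta_n$.

\begin{lemma}\label{lem:theta}
If $\mathfrak B$ is finite, or $\omega$-categorical and monadically stable, then $\limsup_n\Theta_n(\mathfrak B)^{1/n}\le1$.
\end{lemma}

\begin{proof}
For finite $\mathfrak B$ we have $\Theta_n\le(n+1)^{|\mathfrak B|}$. Consider the class of structures with $\sum_n\Theta_nx^n<\infty$ for all $0\le x<1$; its members satisfy the claim. It contains the one-element structure and is closed under isomorphisms, under reducts (a larger group has fewer orbits) and under finite disjoint unions (the series multiply). An orbit of functions on $\omega\cdot\mathfrak B$ is a finite multiset of orbits of nonzero functions on $\mathfrak B$, so the series of $\omega\cdot\mathfrak B$ is $\prod_{k\ge1}(1-x^k)^{-\Theta_k(\mathfrak B)}$. Since $kj\ge k+j-1$ for $k,j\geq1$, its logarithm satisfies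
\[
\sum_{j\ge1}\frac1j\sum_{k\ge1}\Theta_k(\mathfrak B)x^{kj}\le\sum_{j\ge1}\frac{x^{j-1}}j\sum_{k\ge1}\Theta_k(\mathfrak B)x^k<\infty .
\]
Apply Theorem~\ref{thm:bodor}.
\end{proof}

In kind $0$ we get $1\le u_n\le\Theta_n$, so $\lim u_n^{1/n}=1=\phi_1$. Let $\mathfrak A$ have kind $1$, and let $s$ be the largest size of a member of $\mathcal N$; it is finite since $G$ has finitely many orbits on $\mathcal N$. Let $F_n$ be the number of compositions of $n$ with parts at most $s$, with $F_0=1$ and $F_n=0$ for $n<0$. Then $F_n=\sum_{j=1}^sF_{n-j}$ for $n\ge1$, and $\phi_s^n$ satisfies the same recurrence, so by induction $\delta\phi_s^n\le F_n\le\phi_s^n$ for $n\ge 0$ with $\delta=\min_{0\le n<s}F_n\phi_s^{-n}>0$.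

\emph{Lower bound.} A good chart over $A$ with blocks of size $s$ has $g_k\ge1$ for $k\le s$, so $G_A$ has at least $F_n$ orbits on $n$-subsets of its domain. By Lemma~\ref{lem:param}, $\liminf u_n^{1/n}\ge\phi_s$.

For the upper bound we need the analogue of Lemma~\ref{lem:types}(c) in type $1$. The \emph{composition} of a finite $S\subset D_W$ is the sequence of sizes of its intersections with the blocks, in increasing order of the blocks.

\begin{lemma}\label{lem:comp}
Let $W$ be a good chart over $A$ in a slow structure of kind $1$. Finite subsets of $D_W$ with the same composition lie in the same $N_W$-orbit.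
\end{lemma}

\begin{proof}
First, a good chart with blocks of size $t$ has $g_k=1$ for $k\le t$. We have $g_k\ge1$ for $k\le t$, and $g_1=g_t=1$ by transitivity. If $k<t$ is least with $g_k\ge2$, then $\sum_{j\le k}g_j2^{-j}\ge(1-2^{-(k-1)})+2\cdot2^{-k}=1$ and $g_{k+1}\ge1$, contrary to Lemma~\ref{lem:types}(a).

Let $S,S'$ have the same composition, with blocks $w_1<\dots<w_m$ and $w_1'<\dots<w_m'$, and let $B$ be finite with $A\subseteq B\subseteq\mathfrak A\setminus D_W$. As $W$ is good over $B$, some element of $G_B$ maps $S\cap w_1$ to $S'\cap w_1'$, and the rest of $S$ into blocks above $w_1'$. These blocks form a good chart over $B\cup w_1'$, where we repeat the step, and so on. So some element of $G_B$ maps $S$ to $S'$. The nonempty set of bijections $S\to S'$ induced by $G_B$ shrinks as $B$ grows, so one bijection is induced by $G_B$ for all $B$. Apply Lemma~\ref{lem:NW}(a).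
\end{proof}

\emph{Upper bound.} By Lemmas~\ref{lem:NM}(a) and~\ref{lem:comp}, $N_M$ has at most $F_m\le\phi_s^m$ orbits on $m$-subsets of $U_M$, for every component $M$. For an $n$-set $S\subset\mathfrak A$ let $\nu_S(z)=|S\cap\xi^{-1}(z)|$ for $z\in\mathfrak A'$, extended by $0$ to $\mathfrak O$. These functions have finite support and sum $n$, so they fall into at most $\Theta_n(\mathfrak O)$ orbits of $G$. For given $\nu$, a set $S$ with $\nu_S=\nu$ has prescribed part outside $U$ and meets $U_M$ in $\nu(M)$ points; the groups $N_M$ have disjoint supports, so together they have at most $\prod_M\phi_s^{\nu(M)}\le\phi_s^n$ orbits on such $S$. Hence $u_n(\mathfrak A)\le\Theta_n(\mathfrak O)\phi_s^n$, and $\limsup u_n^{1/n}\le\phi_s$ by Lemmas~\ref{lem:O} and~\ref{lem:theta}. This proves Theorem~\ref{thm:B}(1).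

\section{The extremal structures}\label{sec:extremal}

We prove Theorem~\ref{thm:B}(2). The statements on $\mathfrak D$ are Proposition~\ref{prop:D} and Lemma~\ref{lem:numbers}(b). Let $\mathfrak A$ be infinite, $\omega$-categorical, not interpretable in $(\mathbb Q;<)$, with $u_n(\mathfrak A)=a_n$ infinitely often. By Proposition~\ref{prop:summary} it is slow of kind $2$. We use the covering $\kappa$, the involution $\tau$ and the map $\iota$ of Section~\ref{sec:lower}.

Fix a component $M$. Suppose $z\in\mathfrak A\setminus\mathcal N_M$. For $n\ge2$ and an $(n-1)$-set $S\subset\mathcal N_M$, the set $S\cup\{z\}$ lies in no $\mathcal N_{M'}$, as these sets are disjoint; so it is not equivalent to a subset of $\mathcal N_M$, and $u_n(\mathfrak A)\ge a_n+1$ by Proposition~\ref{prop:kind2}. Hence $\mathfrak A=\mathcal N_M=\mathcal N$ and $\mathcal M=M$. If $M\cong\mathbb R$, then $u_n\ge2^n/4>a_n$ for large $n$. So $M\cong S^1$; write $\tilde M=\tilde{\mathcal M}$.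

Let $H$ be the group of permutations of $\mathcal N$ induced, via $\iota$, by the homeomorphisms $\theta$ of $\tilde M$ that commute with $\tau$ and preserve $\iota(\mathcal N)$; as $\iota(\mathcal N)$ is dense, we identify $\theta$ with the permutation. Then $G\le H$. Let $H^+$ consist of the orientation-preserving $\theta$ if $\tilde M$ is connected, and of the $\theta$ that preserve both components of $\tilde M$ and the orientation of $M$ if not. Then $H^+$ is normal, and $H/H^+$ embeds in $\mathbb Z_2$, respectively $\mathbb Z_2^2$. We show that $H^+\le G$, first locally and then along an isotopy; counting then forces $G=H$.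

\begin{lemma}\label{lem:local}
Let $J$ be a component of $M\setminus\{p,q\}$ with $p\ne q$ in $\mathcal N$, let $J^1,J^2$ be its two lifts to $\tilde M$, and $W_J^i=\{x\in W_J:\iota(x)\in J^i\}$. Every order automorphism $f$ of $W_J$ that preserves $W_J^1$ and $W_J^2$, extended by the identity, lies in $G$. In particular, for $x,x'\in W_J^i$ some element of $G$ supported on $W_J$ maps $x$ to $x'$.
\end{lemma}

\begin{proof}
Let $r\in\mathcal N\setminus(J\cup\{p,q\})$ and $B_0=\{p,q,r\}$. By Lemma~\ref{lem:arc}, $W_J$ is a chart over $B_0$. The group $G_{B_0}$ permutes the two disjoint lifts of the closed arc $J\cup\{p,q\}$ and fixes $\iota(p)$, which lies on one of them; so it preserves $J^1,J^2$ and the sets $W_J^1,W_J^2$, which are dense in $J$. Thus $G_{B_0}$ has at least two orbits on $W_J$ and at most two on the domain of the completion. By Lemma~\ref{lem:completion}, $W_J$ is complete of type $2$, hence good, with orbits $W_J^1,W_J^2$. For finite $B$ with $B_0\subseteq B\subseteq\mathfrak A\setminus W_J$ it is good over $B$ with the same orbits (Lemmas~\ref{lem:components} and~\ref{lem:hom}). A finite $S\subset W_J$ and $fS$ have the same word, so by Lemma~\ref{lem:types}(c)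 some $g\in G_B$ maps $S$ to $fS$; both $g$ and $f$ preserve the order, so they agree on $S$. Apply \eqref{eq:closed}. For the last claim, back-and-forth extends $x\mapsto x'$ to such an $f$, since both colors are dense.
\end{proof}

\begin{lemma}\label{lem:Hplus}
$H^+\le G$.
\end{lemma}

\begin{proof}
Let $\theta\in H^+$ and let $x_1,\dots,x_n\in\mathcal N$ be distinct. Identify $M=\mathbb R/\mathbb Z$, and $\tilde M=\mathbb R/2\mathbb Z$ with $\tau(t)=t+1$, or $\tilde M=\mathbb R/\mathbb Z\times\{1,2\}$. We claim that $\theta$ is induced by an increasing homeomorphism $\vartheta$ of $\mathbb R$ with $\vartheta(t+1)=\vartheta(t)+1$. In the connected case lift $\theta$ to $\vartheta$ with $\vartheta(t+2)=\vartheta(t)+2$; commutation with $\tau$ gives $\vartheta(t+1)=\vartheta(t)+1+2k$ with $k\in\mathbb Z$ constant by continuity, and applying this twice gives $k=0$. In the disconnected case $\theta$ acts on both sheets by the same orientation-preserving homeomorphism of $\mathbb R/\mathbb Z$, which we lift. The maps $t\mapsto(1-u)t+u\vartheta(t)$, $0\le u\le1$, are increasing homeomorphisms commuting with $t\mapsto t+1$, so they induce an isotopy $\theta_u$ of $\tilde M$ from the identity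 to $\theta$ that commutes with $\tau$.

Put $\zeta_i(u)=\theta_u(\iota(x_i))$. Since $\theta_u$ descends to a homeomorphism of $M$, the points $\kappa\zeta_1(u),\dots,\kappa\zeta_n(u)$ are distinct for each $u$. Around them choose pairwise disjoint arcs with ends in $\mathcal N$; for $u'$ near $u$ the point $\zeta_i(u')$ stays in the lift of the $i$-th arc that contains $\zeta_i(u)$. By compactness of $[0,1]$ there are $0=u_0<\dots<u_N=1$ and, for each $j\ge1$, pairwise disjoint arcs $J_{j,1},\dots,J_{j,n}$ with lifts $\tilde J_{j,i}\supseteq\zeta_i([u_{j-1},u_j])$. For $0<j<N$ the open set $\tilde J_{j,i}\cap\tilde J_{j+1,i}$ contains $\zeta_i(u_j)$, so it contains some $\iota(x_i^j)$ with $x_i^j\in\mathcal N$. Put $x_i^0=x_i$ and $x_i^N=\theta x_i$. Then $\iota(x_i^{j-1})$ and $\iota(x_i^j)$ both lie in $\tilde J_{j,i}$, so by Lemma~\ref{lem:local} an element of $G$ supported on $W_{J_{j,i}}$ maps $x_i^{j-1}$ to $x_i^j$. For fixed $j$ the supports are disjoint, so the product $g_j$ over $i$ does this for all $i$ at once, and $g_N\cdots g_1$ maps $x_i$ to $\theta x_i$ for all $i$. Apply \eqref{eq:closed}.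
\end{proof}

Thus $H^+\le G\le H$. Suppose $G\ne H$, and fix orientations. In the connected case $G=H^+$, so the twisted words $f_S$ of the $n$-sets in one $G$-orbit differ by rotations of $\mathbb Z_{2n}$. In the disconnected case $|G:H^+|\le2$, and the elements of one coset change plain words by a rotation of $\mathbb Z_n$ composed with one fixed combination of reversal and exchange. In both cases one orbit accounts for at most $2n$ of the $2^n$ words, all of which occur by the proof of Proposition~\ref{prop:kind2}. So $u_n(\mathfrak A)\ge2^n/2n>a_n$ for large $n$, a contradiction. Hence $G=H$.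

If $\tilde M$ is connected, identify it with the unit circle so that $\tau=-1$. Then $\iota(\mathcal N)$ is countable, dense, and free of antipodal pairs since $\kappa\iota=\mathrm{id}$, and $H$ is the automorphism group of its betweenness structure, a copy of $\mathfrak S$, by Proposition~\ref{prop:S}. If $\tilde M=M\times\{1,2\}$, let $xEy$ mean that $\iota(x),\iota(y)$ lie on the same sheet; both classes are dense in $M$, so $(\mathcal N;\operatorname{Sep},E)\cong\mathfrak D$. A homeomorphism of $\tilde M$ commuting with $\tau$ is the product of a homeomorphism of $M$ and a permutation of $\{1,2\}$, and it preserves $\iota(\mathcal N)$ exactly if the former preserves $\mathcal N$ and permutes the two classes as the latter prescribes. By Proposition~\ref{prop:D}(a), $H=\operatorname{Aut}(\mathcal N;\operatorname{Sep},E)$. Since $\omega$-categorical structures with the same domain and automorphism group are interdefinable, $\mathfrak A$ is $\mathfrak S$ or $\mathfrak D$ up to isomorphism and interdefinability. This completes the proof of Theorem~\ref{thm:B}.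

\begin{thebibliography}{9}

\bibitem{BBM}
Manuel Bodirsky, Bertalan Bodor, Paolo Marimon, \emph{Taking model-complete cores}, arXiv:2512.21278 (2025).

\bibitem{Bodor}
B.~Bodor, \emph{Classification of $\omega$-categorical monadically stable structures}, J. Symb. Logic 89 (2024).

\bibitem{Braunfeld}
S.~Braunfeld, \emph{Monadic stability and growth rates of $\omega$-categorical structures}, Proc. London Math. Soc. 124 (2022).

\bibitem{Cameron}
Cameron, Math. Z. 148 (1976).

\bibitem{Simon}
P.~Simon, \emph{Linear orders in NIP theories}, Adv. Math. 395 (2022).

\end{thebibliography}
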